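\title{Deductive interpolation is decidable for finitely axiomatized extensions of basic fuzzy logic}

\begin{abstract}
We prove that there is an algorithm which decides whether a given finitely axiomatized extension of H\'ajek's basic fuzzy logic $\mathsf{BL}$ has the deductive interpolation property. The proof rests on a combinatorial criterion that is valid for every axiomatic extension of $\mathsf{BL}$: the finitely generated chains of the corresponding variety are encoded by words over a countable alphabet, and the logic has deductive interpolation if and only if its set of words avoids three explicit kinds of violation. For a finitely axiomatized logic, both the length of a violation and the parameters of its letters can be bounded effectively. The same method decides consequence, inclusion and equality for finitely axiomatized extensions. For extensions given by a decidable set of axioms, deductive interpolation is undecidable.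
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

A \emph{continuous t-norm} is a continuous, commutative, associative operation $\cdot$ on $[0,1]$ that is monotone in each argument and has unit $1$. Its \emph{residuum} is $x\to y=\max\{z\in[0,1]: x\cdot z\le y\}$. The minimum, the ordinary product and the operation $\max(0,x+y-1)$ are examples. H\'ajek's basic fuzzy logic $\mathsf{BL}$ is the propositional logic in the language $\{\wedge,\vee,\cdot,\to,0,1\}$ given by H\'ajek's Hilbert-style axiomatization with modus ponens \cite{Hajek}. Equivalently (Cignoli, Esteva, Godo, Torrens), it is the logic of all continuous t-norms, with $\cdot$ read as the t-norm, $\to$ as its residuum, and $\wedge,\vee,0,1$ as $\min,\max,0,1$. An \emph{axiomatic extension} $\mathsf{L}$ of $\mathsf{BL}$ is obtained by adding further axiom schemes, closed under substitution, with modus ponens as the only rule. It is \emph{finitely axiomatized} if finitely many added axioms suffice; such an extension is given by a finite list of formulas. We write $\mathsf{BL}+\varphi$ for the extension by the single axiom $\varphi$, and $\vdash_{\mathsf{L}}$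 for derivability from premises in $\mathsf{L}$.

A logic $\mathsf{L}$ has the \emph{deductive interpolation property} (DIP) if, for every set of formulas $\Sigma$ and every formula $\varphi$ with $\Sigma\vdash_{\mathsf{L}}\varphi$, there is a set of formulas $\Delta$, all of whose variables occur both in $\Sigma$ and in $\varphi$, such that $\Sigma\vdash_{\mathsf{L}}\delta$ for every $\delta\in\Delta$ and $\Delta\vdash_{\mathsf{L}}\varphi$. We call $\Delta$ an \emph{interpolant}. The property says that whatever the premises contribute to a conclusion can be expressed in the vocabulary that the two share.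

The logic $\mathsf{BL}$ has the DIP. Uncountably many of its axiomatic extensions lack it. Only countably many have it (Fussner--Santschi); these are explicitly described by their generating algebras, though explicit axiomatizations of them are not known. This leads to the following question, which comes from \cite{Fussner}: \emph{is it effectively decidable whether a given finitely axiomatized extension of $\mathsf{BL}$ has the DIP?}

The definition offers no finite search in either direction: to confirm the DIP one has to treat all entailments, and to refute it one has to exclude all candidate interpolants for one entailment. What speaks for a positive answer is that a single axiom in $n$ variables inspects only $n$ elements of an algebra at a time, so it should be able to make only finitely many distinctions among the building blocks of the relevant algebras. The proof makes this precise.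

\subsection{Results}

\begin{theorem}\label{thm:decidable}
There is an algorithm which, given finitely many formulas, decides whether the axiomatic extension of $\mathsf{BL}$ they axiomatize has the DIP.
\end{theorem}

The theorem rests on a criterion that needs no finiteness assumption. Every finitely generated totally ordered BL-algebra is a finite stack of \emph{components}, each of which is a piece of an ordered abelian group. We attach to each component a \emph{letter}, which records its kind and at most two positive integers, and to the stack the word formed by these letters. The set $\mathcal{W}(\mathsf{L})$ of the words that occur among the models of $\mathsf{L}$ is defined in Definition~\ref{def:words}. A \emph{violation} (Definition~\ref{def:violation}) consists of two words in $\mathcal{W}(\mathsf{L})$ that arise from a common word by one local change each, and whose combination is missing from $\mathcal{W}(\mathsf{L})$.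

\begin{theorem}\label{thm:criterion}
An arbitrary axiomatic extension $\mathsf{L}$ of $\mathsf{BL}$ has the DIP if and only if $\mathcal{W}(\mathsf{L})$ has no violation.
\end{theorem}

\begin{theorem}\label{thm:supplement}
\begin{enumerate}
\item[(a)] Given formulas $\varphi,\gamma,\psi$, it is decidable whether $\gamma\vdash_{\mathsf{BL}+\varphi}\psi$; hence inclusion and equality of finitely axiomatized extensions are decidable. When $\mathsf{BL}+\varphi$ lacks the DIP, the algorithm of Theorem~\ref{thm:decidable} outputs an explicit violation, which determines an explicit span of finitely generated chains without $1$-amalgam.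
\item[(b)] Given a program deciding a set of axioms, it is undecidable whether the corresponding axiomatic extension has the DIP.
\end{enumerate}
\end{theorem}

Spans and $1$-amalgams are defined in Section~\ref{sec:spans}. Part (b) shows that finite axiomatization cannot be weakened to decidable axiomatization in Theorem~\ref{thm:decidable}. The proofs do not use the Fussner--Santschi classification.

\subsection{A failure of interpolation, by hand}

The following example contains the mechanism of the proof. It uses the algebraic semantics recalled in Section~\ref{sec:background}: $\Sigma\vdash_{\mathsf{L}}\varphi$ holds if and only if every valuation into a totally ordered model of $\mathsf{L}$ that sends $\Sigma$ to $1$ sends $\varphi$ to $1$.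

\begin{example}\label{ex:goedel}
For $n\ge2$ let $\mathsf{G}_n=\mathsf{BL}+\theta_n$, where
\[
\theta_n=(x\to x\cdot x)\wedge\bigvee_{i=0}^{n-1}(x_i\to x_{i+1}).
\]
In a totally ordered BL-algebra, $x\to y=1$ means $x\le y$, and a join is $1$ only if one of its terms is. The first conjunct says $x\le x\cdot x$; then $x\le x\cdot x\le x\cdot y\le x$ whenever $x\le y$, so the product is the minimum and $x\to y=y$ for $x>y$. Such algebras are called \emph{G\"odel chains}. The second conjunct fails exactly at sequences $x_0>x_1>\dots>x_n$. So the totally ordered models of $\mathsf{G}_n$ are the G\"odel chains with at most $n$ elements.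

We show that $\mathsf{G}_4$ lacks the DIP. Let
\[
\Sigma=\{\,y\to x,\ \ (x\to y)\to y,\ \ (y\to0)\to0\,\},\qquad \varphi=z\vee(z\to x).
\]
In a nontrivial G\"odel chain the three premises say that $y\le x$, that $y<x$ or $y=1$, and that $y>0$; together, $0<y<x$ or $x=y=1$. The conclusion fails exactly if $x<z<1$. Both happen at once only if $0<y<x<z<1$, which needs five elements. Hence $\Sigma\vdash_{\mathsf{G}_4}\varphi$. Suppose that $\Delta$ is an interpolant; its only variable is $x$. Consider the G\"odel chains
\[
A=\{0<a<1\},\qquad B=\{0<b<a<1\},\qquad C=\{0<a<c<1\};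
\]
$A$ is a subalgebra of both $B$ and $C$. The valuation $x\mapsto a$, $y\mapsto b$ in $B$ sends $\Sigma$ to $1$, hence every $\delta\in\Delta$. The value of $\delta$ is computed inside $A$, so $\delta$ also has value $1$ in $C$ under $x\mapsto a$, $z\mapsto c$. But this valuation sends $\varphi$ to $c\neq1$, contradicting $\Delta\vdash_{\mathsf{G}_4}\varphi$.
\end{example}

In the example, $A$ is extended in two ways, by an element below $a$ and by an element above $a$. Each extension is a model of the logic, and the formulas in the shared variable see only $A$; but the two extensions cannot be realized together. The proof shows that every failure of the DIP has this shape, and that the shapes form an effectively searchable list.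

Section~\ref{sec:spans} translates the DIP into an amalgamation property of chains and reduces it to the case where $B$ and $C$ each add one generator to a finitely generated $A$. Section~\ref{sec:components} shows that one new generator changes a chain at one place only. Section~\ref{sec:letters} shows that formulas see nothing of a component but its letter. Section~\ref{sec:amalgamating} computes, in terms of letters, what two changes at the same place force; this is the algebraic core. Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion}. Finite axiomatization enters only in Section~\ref{sec:algorithm}, which bounds the size of a violation, and in Section~\ref{sec:supplement}, which proves Theorem~\ref{thm:supplement}.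

\section{Background}\label{sec:background}

The set of propositional variables is countably infinite. An \emph{o-group} is a totally ordered abelian group; it is torsion-free. We write $\mathbb{Q}G$ for the divisible hull of an o-group $G$ with the unique extension of the order, and $G\times_{\mathrm{lex}}H$ for the lexicographic product, first coordinate dominant. The facts (F1)--(F5) below are quoted without proof, except for one short deduction in (F4).

\subsection{BL-algebras}

A \emph{BL-algebra} is an algebra $(A,\wedge,\vee,\cdot,\to,0,1)$ such that $(A,\wedge,\vee,0,1)$ is a bounded lattice, $(A,\cdot,1)$ is a commutative monoid, $xy\le z$ if and only if $x\le y\to z$, and $x\wedge y=x(x\to y)$ and $(x\to y)\vee(y\to x)=1$. Then $x\le y$ if and only if $x\to y=1$, and $x\vee y=((x\to y)\to y)\wedge((y\to x)\to x)$. A \emph{chain} is a totally ordered BL-algebra; it is \emph{nontrivial} if $0\ne1$. A \emph{filter} is an upset that contains $1$ and is closed under $\cdot$; $\langle F,x\rangle$ is the filter generated by $F\cup\{x\}$. We write $A\le B$ for subalgebras, $A\langle b\rangle$ for the subalgebra generated by $A\cup\{b\}$,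 and $\alpha\leftrightarrow\beta$ for $(\alpha\to\beta)\wedge(\beta\to\alpha)$.

\begin{enumerate}
\item[(F1)] (H\'ajek \cite{Hajek}.) An axiomatic extension $\mathsf{L}$ corresponds to the variety $V_{\mathsf{L}}$ of the BL-algebras in which every axiom of $\mathsf{L}$ has value $1$ under all valuations: $\Sigma\vdash_{\mathsf{L}}\psi$ if and only if every valuation into a member of $V_{\mathsf{L}}$ sending $\Sigma$ to $1$ sends $\psi$ to $1$. The relation $\vdash_{\mathsf{L}}$ is finitary. The local deduction theorem holds: $\Sigma,\sigma\vdash_{\mathsf{L}}\chi$ if and only if $\Sigma\vdash_{\mathsf{L}}\sigma^k\to\chi$ for some $k$. Congruences correspond to filters, $F$ giving the congruence $x\leftrightarrow y\in F$, and $\langle F,x\rangle\cap\langle F,y\rangle=\langle F,x\vee y\rangle$. The quotient by a proper prime filter ($x\vee y\in F$ implies $x\in F$ or $y\in F$) is a nontrivial chain. Subdirectly irreducible BL-algebras are chains.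
\end{enumerate}

Let $K_{\mathsf{L}}$ be the class of nontrivial chains in $V_{\mathsf{L}}$. We use four consequences of (F1). First, if $\Sigma\nvdash_{\mathsf{L}}\psi$, then some valuation into a member of $K_{\mathsf{L}}$ sends $\Sigma$ to $1$ and $\psi$ to a value $\neq1$: project a counter-valuation onto a suitable subdirectly irreducible factor. Second, a homomorphism $h$ is injective if and only if $h^{-1}(1)=\{1\}$; so if $A\le E$ and $F$ is a filter of $E$ with $F\cap A=\{1\}$, then $A$ embeds in $E/F$. Third, for a set $\Sigma$ of formulas over a set $X$ of variables, the \emph{Lindenbaum algebra} of $\Sigma$ over $X$, that is, the algebra of formulas over $X$ modulo $\Sigma\vdash_{\mathsf{L}}\alpha\leftrightarrow\beta$, lies in $V_{\mathsf{L}}$, and the class $[\alpha]$ is $1$ if and only if $\Sigma\vdash_{\mathsf{L}}\alpha$. Fourth, if a set $\Pi$ of formulas contains $1$ and is closed under $\cdot$, then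
\begin{equation}\label{eq:deduction}
\Sigma\cup\Pi\vdash_{\mathsf{L}}\chi\quad\text{implies}\quad\Sigma\vdash_{\mathsf{L}}\sigma\to\chi\ \text{ for some }\sigma\in\Pi .
\end{equation}
Indeed, by finitarity $\Sigma,\sigma_1,\dots,\sigma_m\vdash_{\mathsf{L}}\chi$ with $\sigma_i\in\Pi$; the product of the $\sigma_i$ derives each $\sigma_i$, and we take for $\sigma$ the power of this product that the local deduction theorem provides.

\subsection{Ordinal sums of Wajsberg chains}

A \emph{hoop} is a commutative monoid $(A,\cdot,1)$ with an operation $\to$ satisfying $x\to x=1$, $x(x\to y)=y(y\to x)$ and $xy\to z=x\to(y\to z)$; it is ordered by $x\le y\iff x\to y=1$, and filters are defined as above. A \emph{Wajsberg chain} is a totally ordered hoop satisfying $(x\to y)\to y=(y\to x)\to x$. Subhoops and quotients of Wajsberg chains are Wajsberg chains.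

\begin{enumerate}
\item[(F2)] (Aglian\`o--Montagna \cite{AM}.) Every nontrivial chain is an \emph{ordinal sum} $\bigoplus_{i\in I}A_i$ of nontrivial Wajsberg chains, where $I$ is a totally ordered set with least element $0$ and $A_0$ is bounded. The $A_i$ share the element $1$ and are otherwise disjoint; the operations within $A_i$ are those of $A_i$, and for $x\in A_i\setminus\{1\}$, $y\in A_j\setminus\{1\}$, $i<j$,
\[
x<y,\qquad xy=x,\qquad x\to y=1,\qquad y\to x=x .
\]
Conversely, all such sums are chains.
\item[(F3)] (Blok--Ferreirim; Chang, Mundici.) A nontrivial Wajsberg chain is either \emph{cancellative}, that is, the negative cone $H^-=\{h\in H:h\le0\}$ of an o-group $H\ne0$, with $x\cdot y=x+y$, $x\to y=\min(0,y-x)$, $1=0_H$; or bounded, an \emph{MV-chain}, that is, $\Gamma(G,u)=[0,u]$ for an o-group $G$ with strong unit $u>0$ (every element of $G$ is below some multiple of $u$), with $x\cdot y=\max(0,x+y-u)$, $x\to y=\min(u,u-x+y)$, $1=u$. Embeddings between cancellative chains correspond to embeddings of o-groups; embeddings between MV-chains preserving $0$ correspond to embeddings of o-groups preserving $u$. Filters correspond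 to convex subgroups $J$, through $J^-$ in the cancellative case and $\{x:u-x\in J\}$ in the MV case.
\end{enumerate}

The $A_i$ in (F2) are the \emph{components} of the chain, and $A_0$ is the \emph{first} component. Put $\text{\L}_m=\Gamma(\mathbb{Z},m)$, a chain with $m+1$ elements. For example, $[0,1]$ with the t-norm $\max(0,x+y-1)$ is $\Gamma(\mathbb{R},1)$; $[0,1]$ with the product is $\text{\L}_1\oplus\mathbb{R}^-$, by the logarithm on $(0,1]$; and the G\"odel chain with $k+1$ elements is the sum of $k$ copies of $\text{\L}_1$.

\subsection{Ordered groups and decidable theories}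

\begin{enumerate}
\item[(F4)] The theory of nontrivial divisible o-groups has quantifier elimination in the language $\{+,-,0,<\}$ and is complete. Consequently o-groups have the amalgamation property: if $A\le B$ and $A\le C$, then $B$ and $C$ embed in a common o-group by embeddings that agree on $A$.
\item[(F5)] Presburger arithmetic (the first-order theory of $\mathbb{Z}$ with $+$ and $<$) and linear arithmetic over $\mathbb{Q}$ are decidable.
\end{enumerate}

For the consequence in (F4) we may assume $B,C\ne0$. By quantifier elimination, $\mathbb{Q}B$ and $\mathbb{Q}C$ satisfy the same sentences with parameters from $A$. Take the elementary diagrams of $\mathbb{Q}B$ and $\mathbb{Q}C$ with common names exactly for $A$. A finite part $\beta(\bar a,\bar b)$ of the first diagram can be satisfied in $\mathbb{Q}C$, because $\exists\bar y\,\beta(\bar a,\bar y)$ transfers; so by compactness the two diagrams have a common model.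

For an o-group $G$ with strong unit $u$ let $\operatorname{Inf}(G)=\{g:k|g|<u\text{ for all }k\ge1\}$, the subgroup of \emph{infinitesimals}. It is the largest proper convex subgroup, since a convex subgroup containing some $g$ with $k|g|\ge u$ contains $u$ and hence everything. By H\"older's theorem there is a unique order homomorphism $\operatorname{st}\colon G\to\mathbb{R}$, the \emph{standard part}, with kernel $\operatorname{Inf}(G)$ and $\operatorname{st}(u)=1$. An element with positive standard part is positive. If $u\in G'\le G$, then $\operatorname{Inf}(G')=G'\cap\operatorname{Inf}(G)$, so the standard part of $G'$ is the restriction of that of $G$.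

\begin{lemma}\label{lem:wajsberg}
\begin{enumerate}
\item[(a)] The only idempotents of a nontrivial Wajsberg chain are $1$ and, if it is an MV-chain, $0$. Hence hoop embeddings between MV-chains preserve $0$, and no MV-chain embeds in a cancellative chain. Cancellative chains are infinite.
\item[(b)] If $0\ne H\le\operatorname{Inf}(G)$, then $h\mapsto u+h$ embeds $H^-$ in $\Gamma(G,u)$. Conversely, every embedding $f\colon H^-\to\Gamma(G,u)$ of a cancellative chain has the form $f(h)=u+\tilde f(h)$ for an o-group embedding $\tilde f\colon H\to\operatorname{Inf}(G)$.
\item[(c)] The hoop $H^-$ is finitely generated if and only if the group $H$ is, and the hoop $\Gamma(G,u)$ is finitely generated if and only if the group $G$ is.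
\end{enumerate}
\end{lemma}

\begin{proof}
(a) In $H^-$, $2x=x$ gives $x=0_H=1$. In $\Gamma(G,u)$, $\max(0,2x-u)=x$ gives $x=0$ or $x=u$. An embedding sends an idempotent $\ne1$ to an idempotent $\ne1$.

(b) For $h,h'\in H^-$ we have $u+h+h'>0$, so $(u+h)(u+h')=u+h+h'$ and $(u+h)\to(u+h')=u+\min(0,h'-h)$. Conversely, let $h\in H^-$ and $g=u-f(h)\ge0$. Then $f(kh)=f(h)^k=\max(0,u-kg)$. If $kg\ge u$, then $f(kh)=0$ is an idempotent $\neq1$, so $kh$ is an idempotent $\neq 1$ of $H^-$, against (a). So $\tilde f(h)=f(h)-u$ is infinitesimal. Therefore $f(h+h')=\max(0,u+\tilde f(h)+\tilde f(h'))=u+\tilde f(h)+\tilde f(h')$, that is, $\tilde f$ is additive on $H^-$; and $\tilde f(h)<0$ for $h<0$, as $f$ is injective. The extension $\tilde f(h-h')=\tilde f(h)-\tilde f(h')$ is an o-group embedding.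

(c) If $x_1,\dots,x_k$ generate the hoop, all its elements lie in the group generated by the $x_i$ (and $u$). Now $H^-$ generates $H$, and $[0,u]$ generates $G$, because every $g\in G$ is $mu+a$ with $m\in\mathbb{Z}$ and $0\le a<u$. Conversely, let the group be finitely generated. Changing signs, or subtracting multiples of $u$, we find $x_1,\dots,x_k$ in $H^-$ that generate $H$, or in $[0,u]$ that generate $G$ together with $u$. Let $S$ be the subhoop of $H^-$ generated by the $x_i$. It is closed under $+$, so $S-S=H$, and an element $y-x\le0$ with $x,y\in S$ equals $x\to y\in S$. So $S=H^-$. Let $S$ be the subhoop of $\Gamma(G,u)$ generated by the $x_i$ and $0$. It is closed under $a\mapsto a\to0=u-a$, hence under $\min(u,a+b)=u-(u-a)\cdot(u-b)$. The set $\mathbb{Z}u+S$ is closed under negation, since $-a=-u+(u-a)$, and under addition, since $a+b\in S$ if $a+b\le u$ and $a+b=u+a\cdot b$ otherwise. So $\mathbb{Z}u+S=G$, and $[0,u]\cap(\mathbb{Z}u+S)=S$ because $0,u\in S\subseteq[0,u]$.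
\end{proof}

We abbreviate ``finitely generated'' to \emph{f.g.}; an f.g.\ Wajsberg chain is always understood to be nontrivial.

\section{Interpolation as amalgamation of chains}\label{sec:spans}

Fix an axiomatic extension $\mathsf{L}$ and write $\vdash$ for $\vdash_{\mathsf{L}}$. A \emph{span} in $K_{\mathsf{L}}$ is a triple $(A,B,C)$ of members of $K_{\mathsf{L}}$ with $A\le B$ and $A\le C$. A \emph{$1$-amalgam} of it is a chain $D\in K_{\mathsf{L}}$ with a homomorphism $h\colon B\to D$ and an embedding $j\colon C\to D$ that agree on $A$. The asymmetry mirrors that of an entailment: in $B$ the premises have value $1$, which any homomorphism preserves, while in $C$ the conclusion has a value $\neq1$, which takes an embedding. A span is \emph{one-step} if $A$ is f.g., $B=A\langle b\rangle$ and $C=A\langle c\rangle$ for some $b,c$.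

Lindenbaum algebras are not totally ordered; the next lemma passes from them to chains without damaging a given subchain.

\begin{lemma}\label{lem:prime}
If $E\in V_{\mathsf{L}}$ and $A\le E$ is a nontrivial chain, then there is a filter $F$ of $E$ with $F\cap A=\{1\}$ and $E/F\in K_{\mathsf{L}}$.
\end{lemma}

\begin{proof}
By Zorn's lemma take $F$ maximal with $F\cap A=\{1\}$. It is proper, since $0\in A\setminus\{1\}$. Suppose $x\vee y\in F$ and $x,y\notin F$. By maximality $\langle F,x\rangle$ and $\langle F,y\rangle$ contain elements $a,a'<1$ of $A$. Since $A$ is a chain, the larger of $a,a'$ is $<1$, and it lies in $\langle F,x\rangle\cap\langle F,y\rangle=\langle F,x\vee y\rangle=F$, a contradiction. So $F$ is prime and (F1) applies.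
\end{proof}

\begin{proposition}\label{prop:spans}
The following are equivalent:
\begin{enumerate}
\item[(a)] $\mathsf{L}$ has the DIP;
\item[(b)] every span of countable members of $K_{\mathsf{L}}$ has a $1$-amalgam;
\item[(c)] every span of f.g.\ members of $K_{\mathsf{L}}$ has a $1$-amalgam;
\item[(d)] every one-step span in $K_{\mathsf{L}}$ has a $1$-amalgam.
\end{enumerate}
\end{proposition}

\begin{proof}
(a)$\Rightarrow$(b). Name the elements of $B$ by the variables in a set $X$ and those of $C$ by the variables in a set $Y$, such that $Z=X\cap Y$ names the elements of $A$. Let $\Sigma_B$ be the set of formulas over $X$ with value $1$ in $B$, and $\Sigma_C$ the set of formulas over $Y$ with value $1$ in $C$. The DIP gives the following claim: \emph{if $\Sigma_B\cup\Sigma_C\vdash\chi$ with $\chi$ over $Y$, then $\chi\in\Sigma_C$.} Indeed, by \eqref{eq:deduction}, $\Sigma_B\vdash\sigma\to\chi$ for some $\sigma\in\Sigma_C$. An interpolant $\Delta$ for this entailment is over $Z$. Each $\delta\in\Delta$ has value $1$ in $B$, hence in $A$, hence in $C$. So $\sigma\to\chi$ has value $1$ in $C$, and so has $\chi$.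

Let $E$ be the Lindenbaum algebra of $\Sigma_B\cup\Sigma_C$ over $X\cup Y$. Sending an element to the class of its name defines homomorphisms $B\to E$ and $C\to E$, since formulas such as $x_b\cdot x_{b'}\leftrightarrow x_{bb'}$ belong to $\Sigma_B$, and likewise for $C$; they agree on $A$. By the claim, applied to $\chi=y_c\leftrightarrow y_{c'}$, the map $C\to E$ is injective. Lemma~\ref{lem:prime} for $C\le E$ gives the $1$-amalgam $E/F$.

(b)$\Rightarrow$(a). Let $\Sigma\vdash\varphi$, let $X$ and $Y$ be the sets of variables of $\Sigma$ and $\varphi$, let $Z=X\cap Y$, and let $\Delta$ be the set of all $\delta$ over $Z$ with $\Sigma\vdash\delta$. Suppose $\Delta\nvdash\varphi$. Then there are $C\in K_{\mathsf{L}}$ and a valuation $v$ of $Y$ whose values generate $C$, with $v(\Delta)\subseteq\{1\}$ and $v(\varphi)\ne1$. Let $A\le C$ be the set of values of formulas over $Z$, and let $\Pi\supseteq\Delta$ be the set of formulas over $Z$ with value $1$. If $\Sigma\cup\Pi\vdash\psi$ with $\psi$ over $Z$, then by \eqref{eq:deduction} $\Sigma\vdash\sigma\to\psi$ for some $\sigma\in\Pi$, so $\sigma\to\psi\in\Delta\subseteq\Pi$ and $\psi\in\Pi$.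 Hence $v(\alpha)\mapsto[\alpha]$ is a well-defined embedding of $A$ in the Lindenbaum algebra $E$ of $\Sigma\cup\Pi$ over $X$. By Lemma~\ref{lem:prime}, $E$ has a quotient $B\in K_{\mathsf{L}}$ containing $A$, and the canonical valuation $w$ of $X$ in $B$ sends $\Sigma$ to $1$ and agrees with $v$ on $Z$. Both $B$ and $C$ are countable. In a $1$-amalgam of $(A,B,C)$, the valuations $h\circ w$ and $j\circ v$ combine to a valuation of $X\cup Y$ that sends $\Sigma$ to $1$ and $\varphi$ to $j(v(\varphi))\neq1$. This contradicts $\Sigma\vdash\varphi$.

(b)$\Rightarrow$(c)$\Rightarrow$(d) holds because each class of spans contains the next.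

(c)$\Rightarrow$(b). The class $K_{\mathsf{L}}$ is axiomatized by first-order sentences (equations, linearity, $0\ne1$). Add constants for the elements of $B$ and of $C$, with a single constant for each element of $A$. A $1$-amalgam is a model of these axioms, of the atomic and negated atomic sentences true in $C$, and of the atomic sentences true in $B$. A finite part of this theory mentions finite sets $B_0\subseteq B$ and $C_0\subseteq C$. With $A_0=A\cap(B_0\cup C_0)$, a $1$-amalgam of the span generated by $A_0$, $B_0\cup A_0$ and $C_0\cup A_0$ is a model of the finite part. Compactness gives the claim.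

(d)$\Rightarrow$(c). We add the generators one at a time, first on the side of $C$.

\emph{Step 1: $A$ f.g., $B=A\langle b\rangle$, $C=A\langle c_1,\dots,c_l\rangle$.} We use induction on $l$. For $l=0$ take $D=B$. For $l\geq1$ let $A_1=A\langle c_1\rangle$ and let $D_1\ge A_1$, $h_1\colon B\to D_1$ be a $1$-amalgam of the one-step span $(A,B,A_1)$. By induction the span $(A_1,A_1\langle h_1(b)\rangle,C)$ has a $1$-amalgam $D,h,j$. Since $h_1(B)\subseteq A_1\langle h_1(b)\rangle$, the map $h\circ h_1$ is defined, and $D,h\circ h_1,j$ is a $1$-amalgam of $(A,B,C)$.

\emph{Step 2: $A,C$ f.g., $B=A\langle b_1,\dots,b_k\rangle$.} We use induction on $k$. For $k=0$ take $D=C$. For $k\ge1$ let $D_1\ge C$, $h_1\colon A\langle b_1\rangle\to D_1$ be a $1$-amalgam of $(A,A\langle b_1\rangle,C)$, by Step 1. The difficulty is that $h_1$ need not be injective, so $A\langle b_1\rangle$ cannot serve as the base of the next span; we collapse $B$ accordingly. Let $F=h_1^{-1}(1)$ and let $F'$ be the upset generated by $F$ in $B$. It is closed under products, since $x\ge f$ and $y\ge f'$ give $xy\ge ff'\in F$; it satisfies $F'\cap A\langle b_1\rangle=F$; and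 it is proper, since $0\notin F$. So $A_2=A\langle b_1\rangle/F$ embeds in $B/F'\in K_{\mathsf{L}}$, which is generated over $A_2$ by $k-1$ elements, and $h_1$ induces an embedding of $A_2$ in $C\langle h_1(b_1)\rangle\le D_1$. By induction $(A_2,B/F',C\langle h_1(b_1)\rangle)$ has a $1$-amalgam $D,h,j$. Compose $h$ with $B\to B/F'$ and restrict $j$ to $C$; both maps send $a\in A$ to $j(h_1(a))=j(a)$.
\end{proof}

\section{Components and one-place extensions}\label{sec:components}

We now describe one-step spans in terms of the decomposition (F2).

\begin{lemma}\label{lem:components}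
Let $D=\bigoplus_{j}D_j$ be a nontrivial chain.
\begin{enumerate}
\item[(a)] Elements $x<y<1$ lie in the same component if and only if $y\to x\ne x$.
\item[(b)] An embedding of chains maps components into components, distinct ones into distinct ones, preserves their order, and maps the first into the first.
\item[(c)] The components of a subalgebra $A\le D$ are the sets $A\cap D_j$ that are $\neq\{1\}$. Conversely, the union of subhoops chosen in some of the components, among them one that contains $0$, is a subalgebra.
\item[(d)] The components of the subalgebra generated by $S\subseteq D$ are those of the subhoops generated by $(S\cap D_0)\cup\{0\}$ and by $S\cap D_j$ $(j>0)$ that are $\ne\{1\}$. A chain is f.g.\ if and only if it has finitely many components, all f.g.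
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Across components $y\to x=x$ by (F2). Within one component $y\to x$ is $u-y+x$ or $x-y$, and this equals $x$ only if $y=1$. In particular the decomposition is unique. (b) follows, since embeddings preserve $<$, $\to$, $0$ and $1$. (c) The first claim follows from (a), as the condition $y\to x\ne x$ does not depend on whether it is read in $A$ or in $D$. For the second, a product or implication of elements from different components is one of the arguments or $1$, and $\wedge,\vee$ return one of the arguments. (d) By (c) the union of these subhoops is a subalgebra; it contains $S$ and is contained in every subalgebra containing $S$.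
\end{proof}

\begin{definition}\label{def:places}
Let $A=A_0\oplus\dots\oplus A_N$. The \emph{places} of $A$ are the components $0,\dots,N$, of which $N$ is the \emph{last}; the \emph{gaps} between $i$ and $i+1$ for $i<N$; and the \emph{top gap} after $N$. A \emph{one-place extension} of $A$ at the place $P$ is a chain $B\ge A$ obtained by replacing $A_P$ with an f.g.\ Wajsberg chain $B_P\ge A_P$ (equality allowed) if $P$ is a component, or by inserting an f.g.\ Wajsberg chain $B_P$ as a new component at $P$ if $P$ is a gap.
\end{definition}

If $A$ is f.g.\ and $b\in B\setminus A$, then $A\langle b\rangle$ is a one-place extension of $A$: by Lemma~\ref{lem:components}(d), either $b$ lies in a component of $B$ that contains some $A_i$, and $A_i$ is replaced with the hoop generated by $A_i\cup\{b\}$, or $b$ generates a new component, which is not below $A_0\ni0$. In Example~\ref{ex:goedel}, $A=\text{\L}_1\oplus\text{\L}_1$, and $B$, $C$ are the extensions by $\text{\L}_1$ at the inner gap and at the top gap.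

A $1$-amalgam may collapse part of $B$, and a span forces something only when it cannot. Call $B\ge A$ \emph{essential over $A$} if every filter $F\ne\{1\}$ of $B$ meets $A\setminus\{1\}$; the same definition applies to Wajsberg chains.

\begin{lemma}\label{lem:essential}
\begin{enumerate}
\item[(a)] If $B$ is essential over $A$, then $h$ is injective in every $1$-amalgam of a span $(A,B,C)$.
\item[(b)] Let $B$ be a one-place extension of $A=A_0\oplus\dots\oplus A_N$ at $P$. If $P$ is neither the last component nor the top gap, then $B$ is essential over $A$.
\item[(c)] If $P=N$, then every filter $F$ of $B$ with $F\cap A=\{1\}$ is contained in $B_N$, and $B$ is essential over $A$ if and only if $B_N$ is essential over $A_N$.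
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The filter $h^{-1}(1)$ meets $A$ only in $1$, because $h$ agrees with the embedding $j$ on $A$. In (b) and (c), a filter that contains an element $x\neq1$ outside the last component of $B$ contains all of $A_N$, which lies above $x$; so it meets $A\setminus\{1\}$. In (b) the last component of $B$ is $A_N$ itself, which finishes the proof. In (c), $B_N$ is an upset of $B$, so the filters of $B$ contained in $B_N$ are exactly the filters of $B_N$, and $B_N\cap A=A_N$.
\end{proof}

\section{What a formula sees of a chain}\label{sec:letters}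

There are far too many f.g.\ Wajsberg chains to enumerate: $\Gamma(\mathbb{Z}+\xi\mathbb{Z},1)$ is one for each real $\xi$. We show that membership in $K_{\mathsf{L}}$ depends only on discrete data. First we split the evaluation of a formula into existential conditions on single components; then we solve these conditions in ordered groups.

\subsection{Splitting a refutation along components}

Since $\wedge$ and $\vee$ are definable from $\cdot$ and $\to$, we assume that formulas use only $\cdot,\to,0,1$. A chain \emph{separates} $(\gamma,\psi)$ if some valuation gives $\gamma$ the value $1$ and $\psi$ a value $\ne1$; it \emph{refutes} $\varphi$ if it separates $(1,\varphi)$. A \emph{basic sentence} is a sentence $\exists\bar x\,\bigwedge_i L_i$ whose literals $L_i$ have the form $\tau=1$ or $\tau\ne1$; the empty conjunction is allowed.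

\begin{lemma}\label{lem:split}
From formulas $\gamma,\psi$ in altogether $n$ variables one computes finite sets $\mathcal{B}_k$ $(0\le k\le n)$ of tuples $(\beta_0,\dots,\beta_k)$, where $\beta_0$ is a basic sentence in the language $\cdot,\to,0,1$ and $\beta_1,\dots,\beta_k$ are basic sentences in the language $\cdot,\to,1$, with the following property. A chain $\bigoplus_{i\in I}A_i$ separates $(\gamma,\psi)$ if and only if there are $k\le n$, indices $0<i_1<\dots<i_k$ in $I$ and a tuple $(\beta_0,\dots,\beta_k)\in\mathcal{B}_k$ with $A_0\models\beta_0$ and $A_{i_l}\models\beta_l$ for $1\le l\le k$.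
\end{lemma}

\begin{proof}
Under a valuation, the values $\neq1$ of the variables lie in the first component and in further components $i_1<\dots<i_k$ with $k\le n$; rename these $0,1,\dots,k$. The \emph{pattern} of the valuation is the map from the variables to $\{\top,0,\dots,k\}$ that sends a variable to $\top$ if its value is $1$ and to its component otherwise. There are finitely many patterns. Fix one and evaluate the subformulas of $\gamma$ and $\psi$ symbolically, from the inside out. A symbolic value is either $\top$, meaning $1$, or a pair $(i,\tau)$, meaning ``the value of $\tau$ in component $i$, and this value is $<1$'', where $\tau$ is a term in the variables assigned to $i$. A variable $x$ assigned to $i$ has the value $(i,x)$, and we record the literal $x\neq1$ for component $i$. The constants $1$ and $0$ have the values $\top$ and $(0,0)$. For symbolic values $s$ we put $\top\cdot s=s\cdot\top=s$, $\top\to s=s$, $s\to\top=\top$, and, following (F2),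
\[
(i,\tau)\cdot(j,\tau')=
\begin{cases}(i,\tau)&i<j,\\ (i,\tau\tau')&i=j,\\ (j,\tau')&i>j,\end{cases}
\qquad
(i,\tau)\to(j,\tau')=
\begin{cases}\top&i<j,\\ (j,\tau')&i>j.\end{cases}
\]
A product of two elements $<1$ is $<1$, so only $(i,\tau)\to(i,\tau')$ is not determined by the pattern. There we branch: either the value is $\top$ and we record $\tau\to\tau'=1$ for component $i$, or the value is $(i,\tau\to\tau')$ and we record $\tau\to\tau'\ne1$. This yields a finite tree. For each branch on which $\gamma$ gets the value $\top$ and $\psi$ does not, let $\beta_i$ be the existential closure of the conjunction of the literals recorded for component $i$, and put $(\beta_0,\dots,\beta_k)$ into $\mathcal{B}_k$. The constant $0$ occurs only in $\beta_0$. A separating valuation follows one such branch and witnesses its sentences. Conversely, witnesses for the $\beta_l$, with the value $1$ for the variables assigned to $\top$, form a valuation that has the given pattern and follows the given branch.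
\end{proof}

For instance, for $(\gamma,\psi)=(1,x\to x\cdot x)$ and $\beta=\exists x\,(x\ne1\wedge x\to x\cdot x\ne1)$, the set $\mathcal{B}_0$ consists of $(\beta)$ and $\mathcal{B}_1$ of $(\text{true},\beta)$.

Let $\mathcal{E}_0$ be the finite set of the sentences $\beta_0$ and $\mathcal{E}$ the finite set of the sentences $\beta_l$, $l\ge1$, that occur for $(\gamma,\psi)$. The \emph{$(\gamma,\psi)$-type} of a Wajsberg chain is the set of sentences in $\mathcal{E}$ and, if it is an MV-chain, also in $\mathcal{E}_0$, that are true in it. The \emph{$\varphi$-type} is the $(1,\varphi)$-type. By the lemma, whether a chain with finitely many components refutes $\varphi$ depends only on the sequence of the $\varphi$-types of its components.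

\subsection{Letters and words}

Let $\Gamma(G,u)$ be f.g. Then $G$ is free of finite rank. Let $d$ be the greatest common divisor of the coordinates of $u$ in a basis. The coordinates of $u/d$ are coprime integers, so
\begin{equation}\label{eq:divisor}
G\cap\mathbb{Q}u=\mathbb{Z}\,\frac ud,\qquad\text{and}\qquad u\in qG\iff q\mid d .
\end{equation}
We call $d$ the \emph{divisor} of the chain. The group $\operatorname{st}(G)\subseteq\mathbb{R}$ contains $1$, so either it equals $\frac1r\mathbb{Z}$ for some $r\ge1$, the \emph{rank} of the chain, or it is dense, and then the rank is $\infty$. If $r<\infty$, then $d\mid r$, since $\operatorname{st}(u/d)=1/d$. The chain is finite if and only if $r<\infty$ and $\operatorname{Inf}(G)=0$, and then it is $\text{\L}_r$, with $d=r$. The rank describes the points of $[0,1]$ that elements of the chain approximate up to an infinitesimal; the divisor describes the rational points that they hit exactly. In $\Gamma(\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z},(2,1))$, of rank $2$ and divisor $1$, the elements $(1,k)$ are infinitely close to $u/2$, but none equals it.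

Since $\operatorname{st}(G)$ is free, $\operatorname{st}$ has a section, which gives an isomorphism of o-groups
\begin{equation}\label{eq:splitting}
G\cong\operatorname{st}(G)\times_{\mathrm{lex}}\operatorname{Inf}(G)
\end{equation}
under which $\operatorname{st}$ is the first coordinate. The group $\operatorname{Inf}(G)$ is f.g.\ as a subgroup of $G$.

\begin{definition}\label{def:words}
The \emph{letters} are $\mathsf{c}$, $\mathsf{F}_m$ $(m\ge1)$, $\mathsf{R}_{r,d}$ $(r,d\ge1$, $d\mid r)$ and $\mathsf{I}_d$ $(d\ge1)$; all but $\mathsf{c}$ are \emph{MV letters}. The letter of an f.g.\ Wajsberg chain, and the \emph{representative} of each letter, are as follows.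
\[
\begin{array}{c|l|l}
\text{letter}&\text{chains with this letter}&\text{representative}\\ \hline
\mathsf{c}&\text{cancellative}&\mathbb{Z}^-\\
\mathsf{F}_m&\text{finite MV of rank }m&\text{\L}_m\\
\mathsf{R}_{r,d}&\text{infinite MV of rank }r<\infty\text{ and divisor }d&\Gamma(\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z},(r,d))\\
\mathsf{I}_d&\text{MV of rank }\infty\text{ and divisor }d&\Gamma(\frac1d\mathbb{Z}+\sqrt2\,\mathbb{Z},1)
\end{array}
\]
A \emph{word} is a finite nonempty sequence of letters whose first letter is not $\mathsf{c}$. The word of an f.g.\ chain is the sequence of the letters of its components. For an axiomatic extension $\mathsf{L}$, $\mathcal{W}(\mathsf{L})$ is the set of words for which the ordinal sum of the representatives lies in $K_{\mathsf{L}}$.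
\end{definition}

Each representative has the letter it represents: in $\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z}$ we have $\operatorname{st}(a,b)=a/r$ and $\gcd(r,d)=d$, and in the last row $1=d\cdot\frac1d$ in the basis $\frac1d,\sqrt2$.

\subsection{Basic sentences as linear systems}

A \emph{system} is a finite set of equations $L(x,u)=0$ and strict inequalities $L(x,u)>0$, where the $L$ are linear forms with integer coefficients in $x=(x_1,\dots,x_s)$ and $u$. It is \emph{solvable in $(G,u)$} if some $x\in G^s$ satisfies it.

From a basic sentence $E$ one computes systems $\mathcal{S}_1,\dots,\mathcal{S}_k$ such that, for all $(G,u)$, $\Gamma(G,u)\models E$ if and only if some $\mathcal{S}_i$ is solvable in $(G,u)$. To see this, go through the subterms of $E$ from the inside out, assigning linear forms to them. The constants $0,1$ get the forms $0,u$. For a product of subterms with forms $\sigma,\sigma'$, split into three cases by the sign of $\sigma+\sigma'-u$; the product gets the form $\sigma+\sigma'-u$ if the sign is positive and $0$ otherwise. For an implication split by the sign of $\sigma'-\sigma$; it gets the form $u-\sigma+\sigma'$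 if the sign is negative and $u$ otherwise. The literal $\tau=1$ becomes $u-\tau=0$, and $\tau\ne1$ becomes $u-\tau>0$. Finally split each of the range conditions $x_i\ge0$, $u-x_i\ge0$ into $=$ and $>$. Each combination of cases is a system.

Next we eliminate the equations of a system $\mathcal{S}$. Write them as $\mathbf{A}x=bu$ with an integer matrix $\mathbf{A}$ and an integer vector $b$. By the Smith normal form there are computable unimodular matrices $U_1,U_2$ with $U_1\mathbf{A}U_2$ diagonal. The substitution $x=U_2y$ is a bijection of $G^s$, and with $b'=U_1b$ the equations read $a_iy_i=b_i'u$ for $i\le s_0$, where $a_i\ge1$, and $0=b'_iu$ for $i>s_0$. If $b_i'\ne0$ for some $i>s_0$, then $\mathcal{S}$ is unsolvable in every $(G,u)$, and we \emph{discard} it. Otherwise write $b'_i/a_i=b_i''/q_i$ in lowest terms and let $q=\operatorname{lcm}(q_1,\dots,q_{s_0})$, with $q=1$ if $s_0=0$. Let $G$ be f.g.\ with divisor $d$. The only solution of $a_iy_i=b_i'u$ in $\mathbb{Q}G$ is $y_i=(b_i''/q_i)u$, and by \eqref{eq:divisor} it lies in $G$ if and only if $q_i\mid d$. Substituting these values, which are integer multiples of $u/q$, into the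 inequalities, we obtain integer linear forms $\ell_j$ in the remaining $t=s-s_0$ variables and integers $c_j$, with $j$ in a finite set $J$, all independent of $(G,u)$, such that
\begin{equation}\label{eq:reduced}
\mathcal{S}\text{ is solvable in }(G,u)\iff q\mid d\ \text{ and }\ \exists y\in G^t\ \forall j\in J:\ \ell_j(y)+c_j\tfrac uq>0 .
\end{equation}
Thus the equations see only the divisor. The inequalities define the open convex set
\[
O=\{y\in\mathbb{R}^t:\ell_j(y)+c_j/q>0\text{ for all }j\in J\}.
\]
It is nonempty if and only if it has a rational point, which is decidable by (F5). If $O\ne\emptyset$, a search finds a rational point $y_0$ and an integer $r_0\ge1$ such that the vertices of the cube $y_0+[0,1/r_0]^t$, and hence the whole cube, lie in $O$. If $O=\emptyset$, put $r_0=1$. A closed interval of length $\geq1/r$ contains a multiple of $1/r$; so if $O\ne\emptyset$ and $r\ge r_0$, then $(\frac1r\mathbb{Z})^t$ meets $O$.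

\begin{lemma}\label{lem:solve}
Let $\Gamma(G,u)$ be f.g.\ of rank $r$ and divisor $d$, and let $\mathcal{S}$ be a system that is not discarded.
\begin{enumerate}
\item[(i)] If $\Gamma(G,u)=\text{\L}_m$, then $\mathcal{S}$ is solvable if and only if $q\mid m$ and there is $n\in\mathbb{Z}^t$ with $\ell_j(n)+c_jm/q>0$ for all $j\in J$.
\item[(ii)] If $\Gamma(G,u)$ is infinite and $r<\infty$, then $\mathcal{S}$ is solvable if and only if $q\mid d$ and there are $J_0\subseteq J$ and $n,z\in\mathbb{Z}^t$ with $\ell_j(n)+c_jr/q=0$ and $\ell_j(z)>0$ for $j\in J_0$, and $\ell_j(n)+c_jr/q>0$ for $j\notin J_0$.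
\item[(iii)] If $r\ge r_0$, where $r=\infty$ is allowed and the chain may be finite or infinite, then $\mathcal{S}$ is solvable if and only if $q\mid d$ and $O\ne\emptyset$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) is \eqref{eq:reduced} for $(G,u)=(\mathbb{Z},m)$. In (ii) and (iii) we may assume $q\mid d$.

(iii) If $\mathcal{S}$ is solvable, the sentence $\exists y\,\exists u'\,(u'>0\wedge\bigwedge_j\ell_j(y)+c_ju'>0)$ holds in $\mathbb{Q}G$, with $u'=u/q$, hence in $\mathbb{Q}$ by completeness in (F4). Scaling a solution so that $u'=1/q$ gives a point of $O$. Conversely let $O\neq\emptyset$. The group $\operatorname{st}(G)$ is dense or equals $\frac1r\mathbb{Z}$ with $r\ge r_0$, so there is $y\in G^t$ with $\operatorname{st}(y)\in O$. Then $\ell_j(y)+c_ju/q$ has positive standard part and is positive.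

(ii) Here the standard part of a solution may lie on the boundary of $O$; the set $J_0$ lists the inequalities that are then decided by infinitesimals. Let $H=\operatorname{Inf}(G)\ne0$ and choose $g_1\in G$ with $\operatorname{st}(g_1)=1/r$. By \eqref{eq:splitting}, $G=\mathbb{Z}g_1\oplus H$ with the lexicographic order. Since $q\mid d\mid r$, we have $u/q=(r/q)g_1+h'$ with $h'\in H$, and for $y=ng_1+\eta$ with $n\in\mathbb{Z}^t$, $\eta\in H^t$,
\[
\ell_j(y)+c_j\tfrac uq=\bigl(\ell_j(n)+c_j\tfrac rq\bigr)g_1+\bigl(\ell_j(\eta)+c_jh'\bigr).
\]

Suppose $y$ is as in \eqref{eq:reduced}. Then $\ell_j(n)+c_jr/q\ge0$ for all $j$. Let $J_0$ be the set of $j$ with equality; for these, $\ell_j(\eta)+c_jh'>0$. The term $h'$ depends on $G$ and not only on the letter, but it can be absorbed: let $\eta'=\eta-\frac qr\,nh'\in(\mathbb{Q}H)^t$. For $j\in J_0$ we have $\ell_j(n)=-c_jr/q$, so $\ell_j(\eta')=\ell_j(\eta)-\frac qr\ell_j(n)h'=\ell_j(\eta)+c_jh'>0$. By (F4), which applies as $H\neq0$, the homogeneous system $\ell_j(z)>0$ $(j\in J_0)$ is solvable in $\mathbb{Q}$, hence, after clearing denominators, in $\mathbb{Z}$.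

Conversely let $J_0,n,z$ be given. Take $0<\varepsilon\in H$ with $\varepsilon\ge|h'|$ and an integer $k>\max_j|c_j|$, and let $y=ng_1+k\varepsilon z$. For $j\notin J_0$ the coefficient of $g_1$ above is positive. For $j\in J_0$ it is $0$, and the $H$-part is $k\ell_j(z)\varepsilon+c_jh'\ge k\varepsilon-|c_j|\varepsilon>0$.
\end{proof}

\begin{example}\label{ex:system}
For the system $3x-u>0$, $u-2x>0$ we have $q=1$, $O=(\frac13,\frac12)$, and $r_0=7$ is admissible. The system is solvable in all chains of rank $\ge7$. It is solvable for $\mathsf{F}_5$ ($x=2$) but not for $\mathsf{F}_6$, as no integer lies strictly between $2$ and $3$. It is solvable for $\mathsf{R}_{6,d}$, by $x=(2,d)$, whose standard part $\frac13$ lies on the boundary of $O$. It is not solvable for $\mathsf{R}_{1,1}$, as no integer lies in $[\frac13,\frac12]$.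
\end{example}

For a cancellative chain $H^-$ and a basic sentence in $\cdot,\to,1$ the translation is the same, with $0$ in place of $u$, no case split for products, and the range condition $x_i\le0$. It yields homogeneous systems without $u$. Such a system is solvable in $H\ne0$ if and only if it is solvable in $\mathbb{Z}$: pass from $H$ to $\mathbb{Q}H$, to $\mathbb{Q}$ by (F4), and clear denominators; conversely, multiply an integer solution by some $0<\varepsilon\in H$.

\begin{corollary}\label{cor:words}
F.g.\ Wajsberg chains with the same letter have the same $(\gamma,\psi)$-type, and this type is computable from $\gamma,\psi$ and the letter. For every axiomatic extension $\mathsf{L}$ and $\mathcal{W}=\mathcal{W}(\mathsf{L})$: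
\begin{enumerate}
\item[(W1)] an f.g.\ chain with word $w$ lies in $K_{\mathsf{L}}$ if and only if $w\in\mathcal{W}$;
\item[(W2)] $\mathcal{W}$ is closed under deleting letters other than the first;
\item[(W3)] if some f.g.\ Wajsberg chain of letter $\lambda$ embeds in one of letter $\kappa$, if $w_1\kappa w_2\in\mathcal{W}$, and if $\lambda\ne\mathsf{c}$ in case $w_1$ is empty, then $w_1\lambda w_2\in\mathcal{W}$.
\end{enumerate}
Membership of $w$ in $\mathcal{W}(\mathsf{BL}+\varphi)$ is decidable, uniformly in $\varphi$.
\end{corollary}

\begin{proof}
The conditions in Lemma~\ref{lem:solve}(i), (ii), (iii), used for the letters $\mathsf{F},\mathsf{R},\mathsf{I}$, and the condition for $\mathsf{c}$ mention only the letter, and they are decidable by (F5). (W1) A chain lies in $K_{\mathsf{L}}$ if and only if it refutes no axiom of $\mathsf{L}$; by Lemma~\ref{lem:split}, two f.g.\ chains with the same word refute the same formulas. (W2) Deleting a component other than the first leaves a subalgebra, by Lemma~\ref{lem:components}(c). (W3) Let $X\le Y$ have letters $\lambda,\kappa$. The chain with $Y$ at the given position and representatives elsewhere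 lies in $K_{\mathsf{L}}$ by (W1). Replacing $Y$ with $X$ gives a subalgebra, where for the first position $0\in X$ by Lemma~\ref{lem:wajsberg}(a). Apply (W1) again. Finally, $w\in\mathcal{W}(\mathsf{BL}+\varphi)$ if and only if none of the finitely many choices in Lemma~\ref{lem:split} for $(1,\varphi)$ succeeds.
\end{proof}

In view of the corollary we speak of the type of a letter.

\section{Embedding and amalgamating components}\label{sec:amalgamating}

In a one-step span, $B$ and $C$ change $A$ at places $P$ and $Q$. Three questions about letters arise. Which letters can replace a given one? If $P=Q$ is a gap and the two new components are merged, which letter results? If $P=Q$ is a component, so that the two extensions must be merged over a common part, which letter results? For the last two questions we need both an upper bound (some amalgam has at most this letter) and a lower bound (for a suitable span, every amalgam has at least this letter).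

The letters $\mathsf{F}_m$ are \emph{finite}, the others \emph{infinite}. For an MV letter $\lambda$ let $\operatorname{rk}\lambda$ and $\operatorname{dv}\lambda$ be the rank and the divisor of its chains, and put $\operatorname{rk}\mathsf{c}=\operatorname{dv}\mathsf{c}=1$. We agree that $r\mid\infty$ and $\operatorname{lcm}(r,\infty)=\infty$ for all $r$, and that $\infty$ divides no integer. For each rank $r$ and integer $d\mid r$ there is exactly one infinite MV letter with rank $r$ and divisor $d$.

Several examples below are subgroups $G$ of $\mathbb{R}\times_{\mathrm{lex}}\mathbb{R}$ with a unit $u$ whose first coordinate is positive. Then $\operatorname{st}$ is the first coordinate, divided by that of $u$, and $\operatorname{Inf}(G)=G\cap(\{0\}\times\mathbb{R})$ is archimedean.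

\subsection{Embeddings}

\begin{definition}\label{def:order}
We write $\lambda\sqsubseteq\kappa$ if (i) $\kappa=\mathsf{c}$ implies $\lambda=\mathsf{c}$, (ii) $\kappa$ finite implies $\lambda$ finite, and (iii) $\operatorname{rk}\lambda\mid\operatorname{rk}\kappa$ and $\operatorname{dv}\lambda\mid\operatorname{dv}\kappa$. We write $\lambda\sqsubseteq_e\kappa$ if $\lambda\sqsubseteq\kappa$ and the pair is not of the form $(\mathsf{F}_a,\mathsf{R}_{r,d})$.
\end{definition}

Explicitly, $\mathsf{c}\sqsubseteq\mathsf{c},\mathsf{R}_{r,d},\mathsf{I}_d$ always; $\mathsf{F}_a\sqsubseteq\mathsf{F}_d,\mathsf{R}_{r,d},\mathsf{I}_d$ if and only if $a\mid d$; $\mathsf{R}_{r,d}\sqsubseteq\mathsf{R}_{r',d'}$ if and only if $r\mid r'$ and $d\mid d'$; $\mathsf{R}_{r,d},\mathsf{I}_d\sqsubseteq\mathsf{I}_{d'}$ if and only if $d\mid d'$; and there are no other pairs.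

\begin{lemma}\label{lem:order}
We have $\lambda\sqsubseteq\kappa$ if and only if there are f.g.\ Wajsberg chains $A'\le B'$ with letters $\lambda,\kappa$, and $\lambda\sqsubseteq_e\kappa$ if and only if, moreover, $B'$ can be chosen essential over $A'$.
\end{lemma}

\begin{proof}
Let $A'\le B'$ have letters $\lambda,\kappa$. Condition (i) holds by Lemma~\ref{lem:wajsberg}(a), and (ii) by counting. For (iii) there is nothing to prove if $\lambda=\mathsf{c}$. Otherwise $A'=\Gamma(G_A,u)$, $B'=\Gamma(G_B,u)$ with $G_A\le G_B$; then $\operatorname{st}(G_A)\subseteq\operatorname{st}(G_B)$ gives divisibility of the ranks, and \eqref{eq:divisor} that of the divisors. If $\lambda=\mathsf{F}_a$ and $\kappa=\mathsf{R}_{r,d}$, then $\operatorname{Inf}(G_B)\ne0$ determines a filter $\ne\{1\}$ of $B'$, which meets $A'$ only in $1$ because $G_A=\mathbb{Z}\frac ua$ has no nonzero infinitesimal. So $B'$ is not essential.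

For the converse we use the following test.
\begin{enumerate}
\item[(E)] \emph{Let $A'\le B'=\Gamma(G,u)$ with $A'$ nontrivial. If $\operatorname{Inf}(G)=0$, or if $\operatorname{Inf}(G)$ is archimedean and $u-g\in A'$ for some $0<g\in\operatorname{Inf}(G)$, then $B'$ is essential over $A'$.}
\end{enumerate}
Indeed, a filter $\neq\{1\}$ comes from a convex subgroup $J\ne0$. Either $J=G$, and the filter is $B'$; or $J\subseteq\operatorname{Inf}(G)$, and then $J=\operatorname{Inf}(G)$, since an archimedean group has no proper nonzero convex subgroup, so the filter contains $u-g$.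

\emph{$\mathsf{F}_a\sqsubseteq\mathsf{F}_d,\mathsf{R}_{r,d},\mathsf{I}_d$.} Take $\Gamma(\mathbb{Z}\frac ua,u)$ inside the representative, which is possible as $a\mid d$. The representatives of $\mathsf{F}_d$ and $\mathsf{I}_d$ have no nonzero infinitesimals, so (E) applies to them.

\emph{$\mathsf{I}_d\sqsubseteq\mathsf{I}_{d'}$.} The representatives are nested, and (E) applies.

\emph{$\mathsf{R}_{r,d}\sqsubseteq\mathsf{R}_{r',d'}$.} Let $G_B=\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z}$, $u=(r',d')$, $G_A=\mathbb{Z}(\frac{r'}r,0)+\mathbb{Z}(0,\frac{d'}d)$. In this basis $G_A$ is $\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z}$ with $u=(r,d)$. Use (E) with $g=(0,\frac{d'}d)$.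

\emph{$\mathsf{R}_{r,d}\sqsubseteq\mathsf{I}_{d'}$.} In $\mathbb{R}\times_{\mathrm{lex}}\mathbb{R}$ let $u=(1,d)$, $G_A=\mathbb{Z}(\frac1r,0)+\mathbb{Z}(0,1)$ and $G_B=G_A+\mathbb{Z}(\sqrt2,0)+\mathbb{Z}\frac u{d'}$. In the given basis of $G_A$ we have $u=(r,d)$. The rank of $G_B$ is $\infty$. Suppose $a(\frac1r,0)+b(0,1)+e(\sqrt2,0)+c\frac u{d'}=xu$ with integers $a,b,c,e$ and $x\in\mathbb{Q}$. The first coordinate gives $e=0$ and $x=\frac ar+\frac c{d'}$; the second gives $b+\frac{cd}{d'}=xd$, so $x=\frac bd+\frac c{d'}\in\frac1{d'}\mathbb{Z}$ as $d\mid d'$. By \eqref{eq:divisor} the divisor of $G_B$ is $d'$. Use (E) with $g=(0,1)$.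

\emph{$\mathsf{c}\sqsubseteq\mathsf{R}_{r,d},\mathsf{I}_d$.} Let $(G_B,u)$ be $(\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z},(r,d))$, respectively $G_B=\mathbb{Z}(\frac1d,0)+\mathbb{Z}(\sqrt2,0)+\mathbb{Z}(0,1)$ with $u=(1,0)=d\,(\frac1d,0)$, whose three generators form a basis. Let $A'=\{u-k(0,1):k\ge0\}$, as in Lemma~\ref{lem:wajsberg}(b), and use (E) with $g=(0,1)$.

\emph{$\mathsf{c}\sqsubseteq\mathsf{c}$.} Take $A'=B'=\mathbb{Z}^-$.
\end{proof}

So (W3) says that $\mathcal{W}(\mathsf{L})$ is closed under replacing a letter by a $\sqsubseteq$-smaller one, provided the first letter stays an MV letter.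

\subsection{Two operations on letters}

If two chains are merged with no common part prescribed, one expects ranks and divisors to combine by least common multiples, as $\text{\L}_2$ and $\text{\L}_3$ generate $\text{\L}_6$. A common part can force more.

\begin{example}\label{ex:forcing}
Let $B'=\Gamma(\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z},u)$ with $u=(2,1)$, of letter $\mathsf{R}_{2,1}$, and let $C'$ be cancellative and cyclic. Both embed in $\Gamma(\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z},(2,1,0))$, with $C'$ in the third coordinate; the letter is still $\mathsf{R}_{2,1}$. Now let $\eta=(0,1)$, let $A'=(\mathbb{Z}\eta)^-$ sit in $B'$ as $\{u-k\eta:k\ge0\}$, and let $C'=(\mathbb{Z}\frac\eta2)^-\ge A'$. If $B'$ and $C'$ embed in $\Gamma(G,u)$ over $A'$, then $\eta/2\in G$, and $u=2\bigl((1,0)+\frac\eta2\bigr)$ becomes divisible by $2$: the letter $\mathsf{R}_{2,2}$ is forced. The obstruction to dividing $u$ by $2$ was an infinitesimal, and the other extension removed it by dividing a shared infinitesimal.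
\end{example}

If one of the two chains is finite, then so is the common part, which therefore has no infinitesimals, and the phenomenon disappears. If both are infinite, the divisor can be pushed as high as the rank permits. This is the content of the following definition.

\begin{definition}\label{def:operations}
Put $\mathsf{c}*\mathsf{c}=\mathsf{c}$. Otherwise $\lambda*\kappa$ is the MV letter with rank $\operatorname{lcm}(\operatorname{rk}\lambda,\operatorname{rk}\kappa)$ and divisor $\operatorname{lcm}(\operatorname{dv}\lambda,\operatorname{dv}\kappa)$ that is finite if and only if $\lambda$ and $\kappa$ are both finite. The set $T(\lambda,\kappa)$ is empty if $\{\lambda,\kappa\}$ is $\{\mathsf{c}\}$ or $\{\mathsf{c},\mathsf{F}_m\}$. It is $\{\lambda*\kappa\}$ if both letters are MV and at least one is finite. If both letters are infinite and not both $\mathsf{c}$, then with $l=\operatorname{lcm}(\operatorname{rk}\lambda,\operatorname{rk}\kappa)$ it is $\{\mathsf{R}_{l,l}\}$ for $l<\infty$ and $\{\mathsf{I}_e:e\ge1\}$ for $l=\infty$.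
\end{definition}

Both operations are symmetric, and $T(\lambda,\kappa)$ contains only MV letters. With $[a,b]=\operatorname{lcm}(a,b)$ the values are:
\[
\begin{array}{c|c|c}
\lambda,\kappa&\lambda*\kappa&T(\lambda,\kappa)\\ \hline
\mathsf{F}_b,\ \mathsf{F}_{b'}&\mathsf{F}_{[b,b']}&\{\lambda*\kappa\}\\
\mathsf{F}_b,\ \mathsf{R}_{r,d}&\mathsf{R}_{[b,r],[b,d]}&\{\lambda*\kappa\}\\
\mathsf{F}_b,\ \mathsf{I}_d&\mathsf{I}_{[b,d]}&\{\lambda*\kappa\}\\
\mathsf{R}_{r,d},\ \mathsf{R}_{r',d'}&\mathsf{R}_{[r,r'],[d,d']}&\{\mathsf{R}_{[r,r'],[r,r']}\}\\
\mathsf{R}_{r,d}\text{ or }\mathsf{I}_d,\ \mathsf{I}_{d'}&\mathsf{I}_{[d,d']}&\{\mathsf{I}_e:e\ge1\}\\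
\mathsf{c},\ \mathsf{F}_b&\mathsf{R}_{b,b}&\emptyset\\
\mathsf{c},\ \mathsf{R}_{r,d}&\mathsf{R}_{r,d}&\{\mathsf{R}_{r,r}\}\\
\mathsf{c},\ \mathsf{I}_d&\mathsf{I}_d&\{\mathsf{I}_e:e\ge1\}\\
\mathsf{c},\ \mathsf{c}&\mathsf{c}&\emptyset
\end{array}
\]

\subsection{Merging two components in a gap}

Let f.g.\ Wajsberg chains $X,Y$ be embedded in a Wajsberg chain $W$. We define the \emph{join} $W_1\le W$ of $X$ and $Y$. If $W=H^-$, then $X=H_X^-$ and $Y=H_Y^-$ with $H_X,H_Y\le H$, and $W_1=(H_X+H_Y)^-$. If $W=\Gamma(G,u)$, each embedded chain has a group inside $G$: a subgroup containing $u$ if the chain is MV, and a subgroup of $\operatorname{Inf}(G)$ as in Lemma~\ref{lem:wajsberg}(b) if it is cancellative. Let $G_1$ be generated by $u$ and these two groups, and $W_1=\Gamma(G_1,u)$. In both cases $W_1$ is f.g.\ and contains $X$ and $Y$.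

\begin{lemma}\label{lem:star}
Let $X,Y$ be f.g.\ Wajsberg chains with letters $\lambda,\kappa$.
\begin{enumerate}
\item[(a)] If $X$ and $Y$ are embedded in a Wajsberg chain $W$, the letter $\mu$ of their join satisfies $\lambda*\kappa\sqsubseteq\mu$. Moreover $\operatorname{rk}\mu=\operatorname{lcm}(\operatorname{rk}\lambda,\operatorname{rk}\kappa)$, and $\mu$ is finite if and only if $\lambda$ and $\kappa$ are.
\item[(b)] There is an f.g.\ Wajsberg chain $W$ of letter $\lambda*\kappa$ in which $X$ and $Y$ embed.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $W$ is cancellative, then $\lambda=\kappa=\mu=\mathsf{c}$. Let $W=\Gamma(G,u)$. The group $\operatorname{st}(G_1)$ is the sum of $\mathbb{Z}$ and the standard parts of the two groups, where a cancellative chain contributes $0$. As $\frac1a\mathbb{Z}+\frac1b\mathbb{Z}=\frac1{\operatorname{lcm}(a,b)}\mathbb{Z}$ and a group containing a dense one is dense, the rank is as claimed. By Lemma~\ref{lem:order}, $\operatorname{dv}\lambda$ and $\operatorname{dv}\kappa$ divide $\operatorname{dv}\mu$. If $X=\text{\L}_b$ and $Y=\text{\L}_{b'}$, then $G_1=\mathbb{Z}\frac ub+\mathbb{Z}\frac u{b'}=\mathbb{Z}\frac u{\operatorname{lcm}(b,b')}$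 and $W_1$ is finite; otherwise $W_1$ contains an infinite chain. So conditions (i)--(iii) of Definition~\ref{def:order} hold for $\lambda*\kappa$ and $\mu$.

(b) If $X=H_X^-$, $Y=H_Y^-$, take $(H_X\times_{\mathrm{lex}}H_Y)^-$. If $X=\Gamma(G,u)$, $Y=H^-$, take $\Gamma(G\times_{\mathrm{lex}}H,(u,0))$; it is infinite and has the rank and the divisor of $X$.

Let $X=\Gamma(G_X,u)$ and $Y=\Gamma(G_Y,u)$, with divisors $d,d'$. By (a) any join has the right rank and finiteness; the difficulty is to keep the divisor down. Placing both groups in $\mathbb{R}$ can fail: $\mathbb{Z}+\sqrt2\,\mathbb{Z}$ and $\mathbb{Z}+(\sqrt2+\frac12)\mathbb{Z}$ have divisor $1$, but their sum contains $\frac12$. So we glue the groups along $\mathbb{Q}u$ only, and let all other coincidences of standard parts hold up to new infinitesimals. Let $V_1=\mathbb{Q}G_X$, $V_2=\mathbb{Q}G_Y$, and let $V=(V_1\oplus V_2)/\mathbb{Q}(u,-u)$, a $\mathbb{Q}$-vector space containing $V_1,V_2$ with $V_1\cap V_2=\mathbb{Q}u$. The $\mathbb{Q}$-linear extensions of the two standard parts agree on $\mathbb{Q}u$ and induce a linear map $\operatorname{st}\colon V\to\mathbb{R}$. Let $N$ be its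 kernel and $N_i=N\cap V_i$, ordered as a subgroup of $V_i$. Since $N_1\cap N_2\subseteq N\cap\mathbb{Q}u=0$, we have $N=N_1\oplus N_2\oplus N'$ for a subspace $N'$. Order $N'$ lexicographically in a basis, and $N$ as $N_1\times_{\mathrm{lex}}N_2\times_{\mathrm{lex}}N'$. For $v\in V$ let $v>0$ if $\operatorname{st}(v)>0$, or if $v\in N$ and $v>0$ in $N$. This makes $V$ an o-group with strong unit $u$. The order extends that of $V_i$, where an element is positive exactly if it has positive standard part or is a positive element of $N_i$. Let $W=\Gamma(G_X+G_Y,u)$, the join of $X$ and $Y$ in $\Gamma(V,u)$. If $\frac uq=x+y$ with $x\in G_X$, $y\in G_Y$, then $x=\frac uq-y\in V_1\cap V_2=\mathbb{Q}u$, and then also $y\in\mathbb{Q}u$. By \eqref{eq:divisor}, $x\in\mathbb{Z}\frac ud$ and $y\in\mathbb{Z}\frac u{d'}$, so $q\mid\operatorname{lcm}(d,d')$. Together with (a), the letter of $W$ is $\lambda*\kappa$.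
\end{proof}

\subsection{Merging two extensions of a component}

\begin{lemma}[Upper bound]\label{lem:Texists}
Let $A'\le B'$ and $A'\le C'$ be f.g.\ Wajsberg chains, and let $\lambda,\kappa$ be the letters of $B',C'$. There is an f.g.\ Wajsberg chain $W$, with embeddings of $B'$ and $C'$ that agree on $A'$, whose letter is $\mathsf{c}$ if $\lambda=\kappa=\mathsf{c}$, and otherwise is an MV letter $\mu\sqsubseteq\nu$ for some $\nu\in T(\lambda,\kappa)$.
\end{lemma}

\begin{proof}
If one of $B',C'$ is cancellative, then so is $A'$, by Lemma~\ref{lem:wajsberg}(a), and all three chains are infinite. So $\{\lambda,\kappa\}=\{\mathsf{c},\mathsf{F}_m\}$ does not occur. Four cases remain.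

\emph{Both cancellative.} Amalgamate the groups $H_B,H_C$ over $H_A$ by (F4) and let $W=(H_B+H_C)^-$.

\emph{Both MV, at least one finite.} Then $A'$ is finite, say $\text{\L}_a$. Take $W=\Gamma(G,u)$ of letter $\lambda*\kappa$ from Lemma~\ref{lem:star}(b). An embedding of $\text{\L}_a$ in $W$ must send the generator $1\in\mathbb{Z}$ to the unique element $u/a$. So the embeddings of $B'$ and $C'$ agree on $A'$.

\emph{Both MV and infinite.} Let $B'=\Gamma(G_B,u)$, $C'=\Gamma(G_C,u)$. If $A'=\Gamma(G_A,u)$, put $G_0=G_A$. If $A'=H_A^-$, put $G_0=\mathbb{Z}\times_{\mathrm{lex}}H_A$; by Lemma~\ref{lem:wajsberg}(b), $H_A$ sits in the infinitesimals of $G_B$ and of $G_C$, so $(k,h)\mapsto ku+h$ embeds $G_0$ in both. Amalgamate $G_B$ and $G_C$ over $G_0$ by (F4) and let $W=\Gamma(G_B+G_C,u)$; here $u$ is a strong unit of the sum because it is one of each summand.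

\emph{$B'=\Gamma(G_B,u)$ infinite and $C'=H_C^-$, or vice versa.} Here $A'=H_A^-$ with $H_A\le H_B=\operatorname{Inf}(G_B)$. By \eqref{eq:splitting}, $G_B=S\times_{\mathrm{lex}}H_B$ with $S=\operatorname{st}(G_B)$ and $u=(1,h_0)$. Amalgamate $H_B$ and $H_C$ over $H_A$ by (F4), let $H_W=H_B+H_C$, and let $W=\Gamma(S\times_{\mathrm{lex}}H_W,u)$. It contains $B'$, and $C'$ embeds by $h\mapsto u+(0,h)$, which is also the position of $h\in H_A^-$ in $B'$.

In the last two cases $W$ is the join of $B'$ and $C'$, so by Lemma~\ref{lem:star}(a) it is an infinite MV-chain of rank $l=\operatorname{lcm}(\operatorname{rk}\lambda,\operatorname{rk}\kappa)$. If $l<\infty$, its letter is $\mathsf{R}_{l,d}$ with $d\mid l$, and $\mathsf{R}_{l,d}\sqsubseteq\mathsf{R}_{l,l}$. If $l=\infty$, its letter is some $\mathsf{I}_e\in T(\lambda,\kappa)$.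
\end{proof}

\begin{lemma}[Lower bound]\label{lem:Tforces}
Let $\nu\in T(\lambda,\kappa)$. There are f.g.\ Wajsberg chains $A'\le B'$ and $A'\le C'$ such that $\lambda,\kappa$ are, in some order, the letters of $B',C'$; $B'$ is essential over $A'$; $A'$ is an MV-chain if $\lambda,\kappa$ are MV letters; and whenever $B'$ and $C'$ are embedded in a Wajsberg chain $W$ by embeddings that agree on $A'$, the letter $\mu$ of their join satisfies $\nu\sqsubseteq\mu$.
\end{lemma}

\begin{proof}
\emph{Both MV, one finite, say $\mathsf{F}_b$.} Let $A'=\text{\L}_1=\{0,1\}$, $B'=\text{\L}_b$, which is essential by (E), and let $C'$ be the representative of the other letter. Here $\nu=\lambda*\kappa$, and Lemma~\ref{lem:star}(a) applies.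

In the remaining cases both letters are infinite and we generalize Example~\ref{ex:forcing}. We choose $B'=\Gamma(G_B,u)$ with $\operatorname{Inf}(G_B)$ archimedean and an element $0<\eta\in\operatorname{Inf}(G_B)$. If $C'=\Gamma(G_C,u)$ is MV, we choose an element $0<\eta\in\operatorname{Inf}(G_C)$ and let $A'=\Gamma(\mathbb{Z}u+\mathbb{Z}\eta,u)$; in both $G_B$ and $G_C$ the group $\mathbb{Z}u+\mathbb{Z}\eta$ is $\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z}$, so $A'$ is a common subchain. If $C'=H_C^-$, we choose $0<\eta\in H_C$ and let $A'=(\mathbb{Z}\eta)^-$, placed in $B'$ as $\{u-k\eta:k\ge0\}$. In either case $B'$ is essential over $A'$ by (E) with $g=\eta$. Let $W$ be as in the statement. It is an MV-chain, since it contains $B'$; let $\Gamma(G_1,u)$ be the join. The groups of $B'$ and $C'$ lie in $G_1$, and their elements named $\eta$ coincide, because the embeddings agree on $A'$. By Lemma~\ref{lem:star}(a), $\mu$ is an infinite MV letter of the same rank as $\nu$. It remains to arrange that $u\in(\operatorname{dv}\nu)\,G_1$.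

\emph{Letters $\mathsf{R}_{r,d}$, $\mathsf{R}_{r',d'}$ and $\nu=\mathsf{R}_{l,l}$, $l=\operatorname{lcm}(r,r')$.} Write $l=l_1l_2$ with $l_1\mid r$, $l_2\mid r'$ and $\gcd(l_1,l_2)=1$, by assigning each maximal prime power in $l$ to a number among $r,r'$ that it divides. Let $B',C'$ be the representatives. Call their standard bases $g_B,\varepsilon_B$ and $g_C,\varepsilon_C$, so that $u=rg_B+d\varepsilon_B$ in $G_B$ and $u=r'g_C+d'\varepsilon_C$ in $G_C$. Let $\eta=l_2\varepsilon_B$ in $G_B$ and $\eta=l_1\varepsilon_C$ in $G_C$. In $G_1$ we have $l_2\varepsilon_B=l_1\varepsilon_C$. With integers $\alpha l_1+\beta l_2=1$ we get $\varepsilon_B=l_1(\alpha\varepsilon_B+\beta\varepsilon_C)$ and $\varepsilon_C=l_2(\alpha\varepsilon_B+\beta\varepsilon_C)$. Hence $u=rg_B+d\varepsilon_B\in l_1G_1$ and $u=r'g_C+d'\varepsilon_C\in l_2G_1$, and $u\in lG_1$ by \eqref{eq:divisor}.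

\emph{Letters $\mathsf{R}_{r,d}$, $\mathsf{c}$ and $\nu=\mathsf{R}_{r,r}$.} Let $B'$ be the representative, $\eta=(0,1)$, and $H_C=\mathbb{Z}\frac\eta r$. Then $u=r\bigl((1,0)+d\,\frac\eta r\bigr)\in rG_1$.

\emph{One letter $\mathsf{I}_d$, the other infinite, and $\nu=\mathsf{I}_e$.} We need a chain of letter $\mathsf{I}_d$ in which $u$ is divisible by $e$ up to an infinitesimal. In $\mathbb{R}\times_{\mathrm{lex}}\mathbb{R}$ let $u=(1,0)$, $x=(\frac1e,-\frac1e)$ and $G_B=\mathbb{Z}(\frac1d,0)+\mathbb{Z}(\sqrt2,0)+\mathbb{Z}x$. The three generators are linearly independent over $\mathbb{Q}$ and $u=d\,(\frac1d,0)$, so the letter of $B'$ is $\mathsf{I}_d$. Let $\eta=u-ex=(0,1)$. We choose $C'$ so that $\eta$ is divisible by $e$ in its group. For the letter $\mathsf{R}_{r',d'}$ take the representative and $\eta=(0,e)$. For $\mathsf{I}_{d'}$ take $G_C=\mathbb{Z}(\frac1{d'},0)+\mathbb{Z}(\sqrt2,0)+\mathbb{Z}(0,\frac1e)$ with $u=(1,0)$, $\eta=(0,1)$; the divisor is $d'$, since the generators form a basis. For $\mathsf{c}$ take $H_C=\mathbb{Z}\frac\eta e$. In each case $u=ex+\eta\in eG_1$.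
\end{proof}

\section{The criterion}\label{sec:criterion}

The places of a word $w=\lambda_0\dots\lambda_N$ are defined as in Definition~\ref{def:places}. The sequence $w[P{:}\pi]$ is obtained from $w$ by replacing the letter at $P$ with $\pi$ if $P$ is a component, and by inserting $\pi$ at $P$ if $P$ is a gap; for $P\neq Q$, $w[P{:}\pi,Q{:}\kappa]$ is obtained by making both changes.

\begin{definition}\label{def:violation}
Let $\mathcal{W}$ be a set of words. A \emph{violation} of $\mathcal{W}$ is one of the following.
\begin{enumerate}
\item[(V1)] A word $w=\lambda_0\dots\lambda_N$, places $P\ne Q$ with $P$ not the top gap, and letters $\pi,\kappa$, such that: if $P$ is a component, then $\lambda_P\sqsubseteq\pi$, and even $\lambda_P\sqsubseteq_e\pi$ if $P$ is last; if $Q$ is a component, then $\lambda_Q\sqsubseteq\kappa$; and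
\[
w[P{:}\pi]\in\mathcal{W},\qquad w[Q{:}\kappa]\in\mathcal{W},\qquad w[P{:}\pi,Q{:}\kappa]\notin\mathcal{W}.
\]
\item[(V2)] Possibly empty sequences of letters $w_1,w_2$, letters $\lambda,\kappa$ and $\nu\in T(\lambda,\kappa)$ with
\[
w_1\lambda w_2\in\mathcal{W},\qquad w_1\kappa w_2\in\mathcal{W},\qquad w_1\nu w_2\notin\mathcal{W}.
\]
\item[(V3)] Nonempty sequences of letters $w_1,w_2$ and letters $\lambda,\kappa$ with $w_1\lambda w_2,\ w_1\kappa w_2\in\mathcal{W}$ and
\[
w_1\lambda\kappa w_2\notin\mathcal{W},\qquad w_1\kappa\lambda w_2\notin\mathcal{W},\qquad w_1(\lambda*\kappa)w_2\notin\mathcal{W}.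
\]
\end{enumerate}
\end{definition}

The three kinds correspond to two changes at different places, at the same component, and in the same gap. The restrictions on $P$ in (V1), and the requirement $w_2\ne\emptyset$ in (V3), single out the cases in which $B$ is essential over $A$.

\begin{remark}\label{rem:exceptions}
The restrictions on $P$ exclude spans that force nothing. Let $A=\text{\L}_1$, let $B=\text{\L}_1\oplus\text{\L}_1$, an extension at the top gap, and let $C=\Gamma(\mathbb{Z}\times_{\mathrm{lex}}\mathbb{Z},(1,1))$, an extension at the last component with $\mathsf{F}_1\sqsubseteq\mathsf{R}_{1,1}$ but $\mathsf{F}_1\not\sqsubseteq_e\mathsf{R}_{1,1}$. Both $B$ and $C$ map onto $A$ by a homomorphism fixing $A$: send the middle element of $B$ to $1$, and project $C$ to the first coordinate. So $(A,B,C)$ has the $1$-amalgam $C$ and $(A,C,B)$ has the $1$-amalgam $B$; neither span requires a chain with word $\mathsf{R}_{1,1}\mathsf{F}_1$.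
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Write $K=K_{\mathsf{L}}$ and $\mathcal{W}=\mathcal{W}(\mathsf{L})$.

\medskip
\noindent\emph{No violation implies the DIP.} By Proposition~\ref{prop:spans} it suffices to find a $1$-amalgam of a one-step span $(A,B,C)$ in $K$. If $B=A$ take $D=C$, and if $C=A$ take $D=B$. Otherwise $B$ and $C$ are one-place extensions of $A=A_0\oplus\dots\oplus A_N$ at places $P$ and $Q$, and all components are f.g. Let $w=\lambda_0\dots\lambda_N$ be the word of $A$. We first use the freedom to collapse $B$.

If $P$ is the top gap, the new component $B_P$ is a filter of $B$ meeting $A$ only in $1$, so $A\to B/B_P$ is injective, and it is surjective because $B=A\cup B_P$. This gives a homomorphism $B\to A$ fixing $A$; take $D=C$.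

If $P=N$, choose a filter $F$ of $B$ maximal with $F\cap A=\{1\}$. By Lemma~\ref{lem:essential}(c), $F\subseteq B_N$. The quotient $B/F\in K$ contains $A$; it consists of $A_0,\dots,A_{N-1}$ and the f.g.\ Wajsberg chain $B_N/F\ge A_N$, so it is a one-place extension of $A$ at $N$. It is essential over $A$, since the preimage of a filter $\neq\{1\}$ of $B/F$ properly contains $F$ and therefore meets $A\setminus\{1\}$. A $1$-amalgam of $(A,B/F,C)$ yields one of $(A,B,C)$ by composition. So we may assume that $B_N$ is essential over $A_N$, by Lemma~\ref{lem:essential}(c).

Now $P$ is not the top gap, and $B_N$ is essential over $A_N$ if $P=N$. In each of the three remaining cases we find $D\in K$ in which both $B$ and $C$ embed over $A$.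

\emph{$P\ne Q$.} Let $\pi,\kappa$ be the letters of $B_P,C_Q$. By Lemma~\ref{lem:order} they satisfy the conditions on letters in (V1), and by (W1) the words $w[P{:}\pi]$ of $B$ and $w[Q{:}\kappa]$ of $C$ lie in $\mathcal{W}$. As there is no violation, $w[P{:}\pi,Q{:}\kappa]\in\mathcal{W}$. This is the word of the chain $D$ obtained from $A$ by making both changes, so $D\in K$ by (W1).

\emph{$P=Q$ a component.} Write $w=w_1\lambda_Pw_2$ and let $\lambda,\kappa$ be the letters of $B_P,C_P$; then $w_1\lambda w_2,w_1\kappa w_2\in\mathcal{W}$. Take $W$, of letter $\mu$, from Lemma~\ref{lem:Texists} for $A_P\le B_P,C_P$, and let $D$ be $A$ with $A_P$ replaced by $W$. (If $P=0$, all these chains are MV and the embeddings preserve $0$.) If $\lambda=\kappa=\mathsf{c}$, then $w_1\mu w_2=w_1\lambda w_2\in\mathcal{W}$. Otherwise $\mu$ is an MV letter with $\mu\sqsubseteq\nu\in T(\lambda,\kappa)$; we have $w_1\nu w_2\in\mathcal{W}$ as (V2) does not occur, and $w_1\mu w_2\in\mathcal{W}$ by (W3). So $D\in K$ by (W1).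

\emph{$P=Q$ a gap other than the top gap.} Write $w=w_1w_2$, split at the gap, so that $w_1,w_2$ are nonempty. Let $X=B_P$, $Y=C_P$ have letters $\lambda,\kappa$; then $w_1\lambda w_2,w_1\kappa w_2\in\mathcal{W}$. As (V3) does not occur, one of $w_1\lambda\kappa w_2$, $w_1\kappa\lambda w_2$, $w_1(\lambda*\kappa)w_2$ lies in $\mathcal{W}$. Accordingly insert in the gap $X$ below $Y$, or $Y$ below $X$, or the chain $W$ of Lemma~\ref{lem:star}(b). The result lies in $K$ by (W1).

\medskip
\noindent\emph{The DIP implies no violation.} Suppose a violation is given. We build a span $(A,B,C)$ of chains with finitely many f.g.\ components, in which the words of $B$ and $C$ are the two words that the violation places in $\mathcal{W}$. Components that are not specified are representatives. Then $B,C\in K$ by (W1), $A\in K$ as a subalgebra, and all three are f.g.\ by Lemma~\ref{lem:components}(d). By Proposition~\ref{prop:spans} there is a $1$-amalgam $D,h,j$. In each case $B$ will be essential over $A$, so $h$ is an embedding by Lemma~\ref{lem:essential}(a). By Lemma~\ref{lem:components}(b), the components of $A$ then lie in distinct components of $D$,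 in their order; an enlarged component of $B$ or $C$ lies in the component of $D$ that contains the original one; and a new component lies in a component of $D$ strictly between those containing its neighbors, or strictly above the one containing $A_N$. Choosing subhoops in these components of $D$ gives subalgebras of $D$ by Lemma~\ref{lem:components}(c), and their words lie in $\mathcal{W}$ by (W1).

(V1) Let $A$ have the word $w$. If $P$ is a component, take a pair $A'\le B'$ realizing $\lambda_P\sqsubseteq\pi$ by Lemma~\ref{lem:order}, essential if $P$ is last, and let $A_P=A'$, $B_P=B'$; if $P$ is a gap, let $B_P$ be the representative of $\pi$. Define $C_Q$ (and $A_Q$) in the same way from $Q$ and $\kappa$, without the requirement of essentiality. Let $B,C$ be the resulting one-place extensions. Then $B$ is essential over $A$ by Lemma~\ref{lem:essential}(b),(c). Since $P\ne Q$, the chains $h(B_P)$, $j(C_Q)$ and $j(A_i)$ for $i\notin\{P,Q\}$ lie in distinct components of $D$, in the order of $w[P{:}\pi,Q{:}\kappa]$. So this word lies in $\mathcal{W}$, a contradiction.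

(V2) Take $A',B',C'$ from Lemma~\ref{lem:Tforces} and put them between the representatives for $w_1$ and those for $w_2$. If $w_1$ is empty, then $\lambda,\kappa$ are first letters of words, hence MV letters, and $A'$ is an MV-chain, as a first component must be. The chain $B$ is essential over $A$ by Lemma~\ref{lem:essential}(b) if $w_2$ is nonempty and by (c) otherwise. The component $W$ of $D$ that contains $A'$ contains $B'$ and $C'$, by embeddings that agree on $A'$. Their join has a letter $\mu$ with $\nu\sqsubseteq\mu$, and $D$ has a subalgebra with word $w_1\mu w_2$. Since $\nu$ is an MV letter, $w_1\nu w_2\in\mathcal{W}$ by (W3), a contradiction.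

(V3) Let $A$ have the word $w_1w_2$, and obtain $B$ and $C$ by inserting the representatives $X$ of $\lambda$ and $Y$ of $\kappa$ in the gap between $w_1$ and $w_2$. As $w_2$ is nonempty, $B$ is essential over $A$ by Lemma~\ref{lem:essential}(b). The components of $D$ containing $h(X)$ and $j(Y)$ lie strictly between those for $w_1$ and those for $w_2$. If they are different, then $w_1\lambda\kappa w_2$ or $w_1\kappa\lambda w_2$ lies in $\mathcal{W}$. If they are equal, the join of $X$ and $Y$ has a letter $\mu$ with $\lambda*\kappa\sqsubseteq\mu$ by Lemma~\ref{lem:star}(a), so $w_1\mu w_2\in\mathcal{W}$ and $w_1(\lambda*\kappa)w_2\in\mathcal{W}$ by (W3). Each case is a contradiction.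
\end{proof}

\begin{example}\label{ex:BL}
For $\mathsf{L}=\mathsf{BL}$, the set $\mathcal{W}(\mathsf{L})$ consists of all words, by (F2). A sequence that a violation requires to lie outside $\mathcal{W}(\mathsf{L})$ begins with the first letter of one of the two words inside, or with some $\nu\in T(\lambda,\kappa)$; in both cases it is a word. So there is no violation, and the criterion returns the fact that $\mathsf{BL}$ has the DIP.
\end{example}

\begin{example}\label{ex:goedel-words}
For the logics $\mathsf{G}_n$ of Example~\ref{ex:goedel}, Lemma~\ref{lem:wajsberg}(a) shows that all components are $\text{\L}_1$, so $\mathcal{W}(\mathsf{G}_n)=\{\mathsf{F}_1^{\,k}:1\le k\le n-1\}$. For $n\ge4$ the word $w=\mathsf{F}_1^{\,n-2}$, the gap $P$ after the first letter, the top gap $Q$ and $\pi=\kappa=\mathsf{F}_1$ form a violation (V1); for $n=4$ the associated span is that of Example~\ref{ex:goedel}. For $n\le3$ there is no violation. In (V2) and (V3) we would have $\lambda=\kappa=\mathsf{F}_1$, and then $\nu=\lambda*\kappa=\mathsf{F}_1$ gives back a word of $\mathcal{W}(\mathsf{G}_n)$. In (V1) all letters would be $\mathsf{F}_1$. If $P$ or $Q$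 is a component, then $w[P{:}\pi,Q{:}\kappa]$ equals $w[Q{:}\kappa]$ or $w[P{:}\pi]$; if both are gaps, then $w$ has the inner gap $P$, so $w[P{:}\pi]$ has length $\ge3>n-1$. Hence $\mathsf{G}_n$ has the DIP exactly for $n\le3$.
\end{example}

In (V2) the case $\lambda=\kappa$ is not vacuous: if $\mathsf{L}$ has the DIP, then $w_1\mathsf{R}_{r,d}w_2\in\mathcal{W}(\mathsf{L})$ implies $w_1\mathsf{R}_{r,r}w_2\in\mathcal{W}(\mathsf{L})$, and $w_1\mathsf{I}_dw_2\in\mathcal{W}(\mathsf{L})$ implies $w_1\mathsf{I}_ew_2\in\mathcal{W}(\mathsf{L})$ for all $e\geq1$.

\section{The algorithm}\label{sec:algorithm}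

Let $\varphi$ be the conjunction of the given axioms ($\varphi=1$ if there are none), let $n$ be its number of variables, and let $\mathcal{W}=\mathcal{W}(\mathsf{BL}+\varphi)$. ``Type'' means $\varphi$-type. By Corollary~\ref{cor:words} a candidate violation can be tested; the task is to bound the search. The single formula $\varphi$ provides two bounds: finitely many systems control the types, which bounds the parameters of the letters, and $n$ bounds the length of the words.

\subsection{Bounding the letters}

There are finitely many types, so one could replace every letter by a small letter of the same type. The difficulty is that a violation also involves $\sqsubseteq$, $\sqsubseteq_e$, $*$ and $T$, which depend on divisibility among the parameters. We need a replacement that respects divisibility and, up to type, least common multiples.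

Compute the sets $\mathcal{B}_k,\mathcal{E}_0,\mathcal{E}$ for $(1,\varphi)$, the systems that translate the sentences of $\mathcal{E}_0\cup\mathcal{E}$ over MV-chains, and the data $q,O,r_0$ of those that are not discarded. Let $\rho$ be the maximum of $2$ and all $r_0$; let $M$ be a common multiple of all $q$ and of $1,2,\dots,\rho$; and let $p$ be a prime with $p>M$, so $p>\rho$. For letters put $\mu_1\approx\mu_2$ if $\mu_1=\mu_2$, or if both are MV letters of rank $\ge\rho$ (including $\infty$) with $\gcd(\operatorname{dv}\mu_1,M)=\gcd(\operatorname{dv}\mu_2,M)$. \emph{Letters with $\mu_1\approx\mu_2$ have the same type.} Indeed, by Lemma~\ref{lem:solve}(iii), a sentence holds for an MV letter of rank $\ge\rho$ and divisor $d$ if and only if one of its systems has $O\ne\emptyset$ and $q\mid d$, and $q\mid d$ is equivalent to $q\mid\gcd(d,M)$ since $q\mid M$.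

For an integer $m\ge1$ let
\[
\hat m=\begin{cases}m&\text{if }m<\rho,\\ \gcd(m,M)\,p&\text{if }m\ge\rho,\end{cases}
\]
and $\hat\infty=\infty$. The factor $p$ keeps a large number large without changing its greatest common divisor with $M$.

\begin{lemma}\label{lem:hat}
Let $m,a,b\ge1$ be integers.
\begin{enumerate}
\item[(a)] $\gcd(\hat m,M)=\gcd(m,M)$, $\hat m\le Mp$, and $m\ge\rho$ if and only if $\hat m\ge\rho$.
\item[(b)] If $a\mid b$, then $\hat a\mid\hat b$.
\item[(c)] Let $l=\operatorname{lcm}(a,b)$ and $l^\circ=\operatorname{lcm}(\hat a,\hat b)$. Then $\gcd(l^\circ,M)=\gcd(l,M)$. If $a,b<\rho$, then $l=l^\circ$; otherwise $l,l^\circ\ge\rho$.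
\end{enumerate}
\end{lemma}

\begin{proof}
(a) holds because $p$ is coprime to $M$ and $p>M\ge\rho$. (b) If $b<\rho$, nothing changes. If $a<\rho\le b$, then $a\mid M$, so $\hat a=a$ divides $\gcd(b,M)$, which divides $\hat b$. If $a,b\ge\rho$, then $\gcd(a,M)\,p$ divides $\gcd(b,M)\,p$. (c) By distributivity of $\gcd$ over $\operatorname{lcm}$ and (a), both sides equal $\operatorname{lcm}(\gcd(a,M),\gcd(b,M))$. If, say, $a\ge\rho$, then $l\ge a\ge\rho$ and $l^\circ\ge\hat a\ge\rho$.
\end{proof}

Define $\hat{\mathsf{c}}=\mathsf{c}$, $\hat{\mathsf{F}}_m=\mathsf{F}_{\hat m}$, $\hat{\mathsf{R}}_{r,d}=\mathsf{R}_{\hat r,\hat d}$, which is a letter by (b), and $\hat{\mathsf{I}}_d=\mathsf{I}_{\hat d}$. Thus $\hat\lambda$ is of the same kind $\mathsf{c},\mathsf{F},\mathsf{R},\mathsf{I}$ as $\lambda$, and its rank and divisor are obtained by applying the hat to those of $\lambda$; for $\mathsf{c}$ this uses $\hat1=1$, which holds as $\rho\ge2$. If $\operatorname{rk}\lambda<\rho$, then $\operatorname{dv}\lambda\le\operatorname{rk}\lambda<\rho$ and $\hat\lambda=\lambda$. Call a letter \emph{small} if its indices are at most $Mp$; every $\hat\lambda$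 is small.

\begin{lemma}\label{lem:compress}
For all letters $\lambda,\kappa$:
\begin{enumerate}
\item[(a)] $\hat\lambda\approx\lambda$;
\item[(b)] $\lambda\sqsubseteq\kappa$ implies $\hat\lambda\sqsubseteq\hat\kappa$, and $\lambda\sqsubseteq_e\kappa$ implies $\hat\lambda\sqsubseteq_e\hat\kappa$;
\item[(c)] $\hat\lambda*\hat\kappa\approx\lambda*\kappa$;
\item[(d)] for every $\nu\in T(\lambda,\kappa)$ there is $\nu^\circ\in T(\hat\lambda,\hat\kappa)$ with $\nu^\circ\approx\nu$, and $\nu^\circ$ can be taken small if $T(\hat\lambda,\hat\kappa)$ is infinite.
\end{enumerate}
\end{lemma}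

\begin{proof}
(a) If $\operatorname{rk}\lambda<\rho$, then $\hat\lambda=\lambda$; otherwise use Lemma~\ref{lem:hat}(a). (b) Kinds are preserved, and divisibility is preserved by Lemma~\ref{lem:hat}(b). (c) If both ranks are $<\rho$, nothing changes. Otherwise $\lambda*\kappa$ and $\hat\lambda*\hat\kappa$ are MV letters of rank $\ge\rho$, and their divisors have the same greatest common divisor with $M$ by Lemma~\ref{lem:hat}(c). (d) The case of Definition~\ref{def:operations} that applies depends only on the kinds of the two letters. If $T(\lambda,\kappa)=\{\lambda*\kappa\}$, use (c). If it is $\{\mathsf{R}_{l,l}\}$, then $T(\hat\lambda,\hat\kappa)=\{\mathsf{R}_{l^\circ,l^\circ}\}$, where $l=l^\circ$ or $l,l^\circ\ge\rho$ with $\gcd(l,M)=\gcd(l^\circ,M)$, by Lemma~\ref{lem:hat}(c). If $\nu=\mathsf{I}_e$ lies in the infinite set, take $\nu^\circ=\mathsf{I}_{\hat e}$.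
\end{proof}

Call a violation \emph{small} if the letters of $w,w_1,w_2$ and the letters $\pi,\lambda,\kappa$ are small and, in (V2) with $T(\lambda,\kappa)$ infinite, $\nu$ is small. Given any violation, apply the hat to these letters and replace $\nu$ with $\nu^\circ$. By Lemma~\ref{lem:compress} the conditions on letters are preserved, first letters stay MV letters, and every word involved keeps its sequence of types, hence its membership or non-membership in $\mathcal{W}$. So if $\mathcal{W}$ has a violation, it has a small one.

\subsection{Bounding the length}

If a word is not in $\mathcal{W}$, then by Lemma~\ref{lem:split} there are at most $n$ positions besides the first, call them \emph{witnesses}, such that every word obtained by deleting letters at other non-first positions is still not in $\mathcal{W}$. Deleting non-first letters from a word in $\mathcal{W}$ keeps it in $\mathcal{W}$, by (W2). So we may shorten a violation by deleting letters from $w$, or from $w_1$ and $w_2$, simultaneously in all its words, as long as we keep the witnesses and the shape of the violation. The sequences required to lie outside $\mathcal{W}$ are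 words, as in Example~\ref{ex:BL}, so they have witnesses.

In (V1) keep the positions $0$ and $N$ of $w$, the components among $P,Q$, the witnesses for $w[P{:}\pi,Q{:}\kappa]$, and, if $P$ and $Q$ are both gaps, one letter between them. A gap of $w$ determines the gap of the shortened word in which it falls. The places $P$ and $Q$ remain distinct. Since $0$ and $N$ are kept, the last component remains last, other components remain non-last, the top gap remains the top gap, and other gaps remain inner gaps. The longest word, with both changes made, has at most $n+5$ letters: $n$ witnesses, the positions $0$ and $N$, the letters $\pi,\kappa$, and one separating letter.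

In (V2) keep the first position and the witnesses for $w_1\nu w_2$. With the position of $\nu$, the words have at most $n+2$ letters.

In (V3) keep the first letter of $w_1$, one letter of $w_2$, and the witnesses for the three words outside $\mathcal{W}$. Then $w_1,w_2$ stay nonempty, and with $\lambda,\kappa$ the words have at most $3n+4$ letters.

The result is a violation all of whose words have length at most $3n+5$, and it is small if the original one was.

\begin{proof}[Proof of Theorem~\ref{thm:decidable}]
Compute $n$, $M$ and $p$ from $\varphi$. There are finitely many candidates for a small violation with words of length at most $3n+5$. The relations $\sqsubseteq,\sqsubseteq_e$ and the operations $*,T$ are computable, and membership in $\mathcal{W}$ is decidable by Corollary~\ref{cor:words}; so each candidate can be tested. By the two bounds, $\mathcal{W}$ has a violation if and only if one is found. By Theorem~\ref{thm:criterion}, $\mathsf{BL}+\varphi$ has the DIP if and only if none is found.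
\end{proof}

\section{Consequence, explicit spans, and decidable sets of axioms}\label{sec:supplement}

\begin{proof}[Proof of Theorem~\ref{thm:supplement}(a)]
Let $n'$ be the number of variables of $\gamma$ and $\psi$, and let $\mathcal{B}_k$ be the sets of Lemma~\ref{lem:split} for $(\gamma,\psi)$. We claim that $\gamma\nvdash_{\mathsf{BL}+\varphi}\psi$ if and only if, for some $k\le n'$, there are a word $\lambda_0\dots\lambda_k\in\mathcal{W}(\mathsf{BL}+\varphi)$ and a tuple $(\beta_0,\dots,\beta_k)\in\mathcal{B}_k$ such that $\beta_l$ holds in the chains of letter $\lambda_l$ for all $l\le k$. If such data exist, the sum of the representatives lies in $K_{\mathsf{BL}+\varphi}$ and separates $(\gamma,\psi)$. Conversely, if $\gamma\nvdash_{\mathsf{BL}+\varphi}\psi$, some chain in $K_{\mathsf{BL}+\varphi}$ separates $(\gamma,\psi)$, and so does the f.g.\ subalgebra generated by the values of the variables. Apply Lemma~\ref{lem:split} to it and delete the components that the lemma does not use; the word of the remaining chain lies in $\mathcal{W}(\mathsf{BL}+\varphi)$ by (W1) and (W2).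

Choose $\rho,M,p$ as in Section~\ref{sec:algorithm}, but for the sentences arising from $(1,\varphi)$ and from $(\gamma,\psi)$ together. Then $\hat\lambda$ has the same $\varphi$-type and the same $(\gamma,\psi)$-type as $\lambda$, so only words of small letters need to be tested. There are finitely many of length at most $n'+1$, and each test is effective by Corollary~\ref{cor:words}. Further, $\mathsf{BL}+\varphi_1\subseteq\mathsf{BL}+\varphi_2$ if and only if $1\vdash_{\mathsf{BL}+\varphi_2}\varphi_1$, and equality is inclusion in both directions.

If $\mathsf{BL}+\varphi$ lacks the DIP, the search in the proof of Theorem~\ref{thm:decidable} ends with a violation. The second half of the proof of Theorem~\ref{thm:criterion} converts it into a span of f.g.\ chains in $K_{\mathsf{BL}+\varphi}$ and shows that this span has no $1$-amalgam. Its components are the representatives of Definition~\ref{def:words} and the explicit chains in the proofs of Lemmas~\ref{lem:order} and~\ref{lem:Tforces}.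
\end{proof}

For an infinite set of axioms neither the number $n$ nor the numbers $\rho,M$ are available. Part (b) shows that no algorithm can make up for this: an axiom that destroys the DIP can be delayed until a computation halts.

\begin{proof}[Proof of Theorem~\ref{thm:supplement}(b)]
Let $\theta=\theta_4$, so that $\mathsf{BL}+\theta=\mathsf{G}_4$ lacks the DIP by Example~\ref{ex:goedel-words}, while $\mathsf{BL}$ has it by Example~\ref{ex:BL}. Let $\top_1=1$ and $\top_{s+1}=\top_s\wedge1$. For a Turing machine $e$ and $s\ge1$ let $\alpha_{e,s}$ be $\theta\wedge\top_s$ if $e$ halts on empty input in exactly $s$ steps, and $\top_s$ otherwise. The set $\{\alpha_{e,s}:s\ge1\}$ is decidable, uniformly in $e$: a formula that is not of the form $\top_s$ or $\theta\wedge\top_s$ is rejected, and otherwise one reads off $s$ and runs $e$ for $s$ steps. The set axiomatizes $\mathsf{BL}+\theta$ if $e$ halts and $\mathsf{BL}$ if it does not. An algorithm deciding the DIP from a program for the set of axioms would therefore decide the halting problem.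
\end{proof}

\begin{thebibliography}{9}

\bibitem{AM}
Aglian\`o and Montagna, \emph{Varieties of BL-algebras I}, JPAA \textbf{181} (2003).

\bibitem{Fussner}
Wesley Fussner, \emph{Interpolation in Non-Classical Logics}, arXiv:2512.01600 (2025).

\bibitem{Hajek}
H\'ajek, \emph{Metamathematics of Fuzzy Logic}.

\end{thebibliography}
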